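\title{Continuity of matrix equilibrium states in the $\overline{d}$-metric}

\begin{abstract}
An irreducible tuple $\mathsf{A}=(A_1,\dots,A_M)$ of real $d\times d$ matrices and a number $s>0$ determine a unique shift-invariant measure $\mu_s$ that maximizes entropy plus $s$ times the top Lyapunov exponent. We prove the conjecture that $s\mapsto\mu_s$ is continuous in the $\overline{d}$-metric. We also show that the joint dependence on $(\mathsf{A},s)$ is $\overline{d}$-continuous exactly at the points where the equilibrium state is totally ergodic, that the pressure is real-analytic in $s$, and that $s\mapsto\mu_s$ is locally Lipschitz in $\overline{d}$.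
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection*{Equilibrium states of matrix tuples}

Fix integers $M\ge2$ and $d\ge1$. Let $\Sigma_M=\{1,\dots,M\}^{\mathbb{N}}$ carry the product topology and the shift $\sigma((x_n)_{n\ge1})=(x_{n+1})_{n\ge1}$, let $\mathcal{M}_\sigma$ be the set of $\sigma$-invariant Borel probability measures on $\Sigma_M$, and let $h(\nu)$ be the entropy of $\nu\in\mathcal{M}_\sigma$. A word $w=w_1\cdots w_n$ has length $|w|=n$ and cylinder $[w]=\{x\in\Sigma_M: x_i=w_i \text{ for } 1\le i\le n\}$. For a tuple $\mathsf{A}=(A_1,\dots,A_M)\in M_d(\mathbb{R})^M$ put $A_w=A_{w_1}\cdots A_{w_n}$, with $A_w=I$ for the empty word. Norms of vectors are Euclidean and norms of matrices are the corresponding operator norms.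

The \emph{top Lyapunov exponent} of $\mathsf{A}$ with respect to $\nu\in\mathcal{M}_\sigma$ is the mean exponential growth rate of the products,
\[
\Lambda(\mathsf{A},\nu)=\lim_{n\to\infty}\frac1n\sum_{|w|=n}\nu([w])\log\|A_w\|=\inf_{n\ge1}\frac1n\sum_{|w|=n}\nu([w])\log\|A_w\|\in[-\infty,\infty),
\]
with the conventions $\log0=-\infty$ and $0\cdot(-\infty)=0$; the limit equals the infimum because the sums are subadditive in $n$. For $s>0$ the \emph{pressure} is
\[
P(\mathsf{A},s)=\sup_{\nu\in\mathcal{M}_\sigma}\bigl(h(\nu)+s\Lambda(\mathsf{A},\nu)\bigr),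
\]
and an \emph{equilibrium state} of $(\mathsf{A},s)$ is a measure that attains the supremum. The parameter $s$ sets the rate of exchange between randomness and growth.

The tuple $\mathsf{A}$ is \emph{irreducible} if there is no subspace $\{0\}\ne V\subsetneq\mathbb{R}^d$ with $A_iV\subseteq V$ for all $i$; when $d=1$ we require in addition that not all $A_i$ are zero. We use the following known result without proof, for all alphabets and all dimensions.

\begin{theorem}[Uniqueness]\label{thm:unique}
If $\mathsf{A}$ is irreducible, then for every $s>0$ the pair $(\mathsf{A},s)$ has a unique equilibrium state.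
\end{theorem}

We denote this measure by $\mu_{\mathsf{A},s}$, or by $\mu_s$ when $\mathsf{A}$ is fixed. We shall see in Proposition~\ref{prop:formula} that $\mu_s([w])$ is comparable to $e^{-|w|P(\mathsf{A},s)}\|A_w\|^s$: the equilibrium state weighs each word by the $s$-th power of the norm of its product.

\subsection*{The $\overline{d}$-metric}

Each $\mu\in\mathcal{M}_\sigma$ has a \emph{natural extension} $\hat\mu$, the unique shift-invariant probability measure on $\{1,\dots,M\}^{\mathbb{Z}}$ with $\hat\mu\{x: x_k\cdots x_{k+|w|-1}=w\}=\mu([w])$ for all words $w$ and all $k\in\mathbb{Z}$. We write $\sigma$ also for the two-sided shift and put $T=\sigma\times\sigma$. A \emph{joining} of $\hat\mu$ and $\hat\nu$ is a $T$-invariant probability measure on $\{1,\dots,M\}^{\mathbb{Z}}\times\{1,\dots,M\}^{\mathbb{Z}}$ with marginals $\hat\mu$ and $\hat\nu$. The $\overline{d}$-metric (Ornstein metric) is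
\[
\overline{d}(\hat\mu,\hat\nu)=\inf_\lambda\lambda\{(x,y): x_0\ne y_0\},
\]
the infimum taken over all joinings. We abbreviate $\overline{d}(\hat\mu,\hat\nu)$ to $\overline{d}(\mu,\nu)$.

For a joining $\lambda$ and every $N$, invariance gives $\lambda(x_0\ne y_0)=\int\frac1N\#\{1\le i\le N: x_i\neq y_i\}\,d\lambda$. So $\overline{d}(\mu,\nu)$ is small when the two processes can be run on one probability space so that they disagree in a small fraction of the places, over windows of every length. Since $|\mu([w])-\nu([w])|\le\lambda(x_1\cdots x_{|w|}\ne y_1\cdots y_{|w|})\le|w|\,\lambda(x_0\ne y_0)$, convergence in $\overline{d}$ implies weak* convergence. The weak* topology sees one window at a time, whereas $\overline{d}$ sees long-range structure. For instance, call $\mu\in\mathcal{M}_\sigma$ \emph{totally ergodic} if it is ergodic for $\sigma^q$ for every $q\ge1$. A $\overline{d}$-limit of totally ergodic measures is totally ergodic (Lemma~\ref{lem:closed}); a weak* limit need not be (Example~\ref{ex:markov}).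

\subsection*{Results}

It is conjectured in \cite{Morris} that for irreducible $\mathsf{A}$ the equilibrium state $\mu_s$ depends $\overline{d}$-continuously on $s$. We prove this.

\begin{theorem}\label{thm:A}
If $\mathsf{A}\in M_d(\mathbb{R})^M$ is irreducible, then $s\mapsto\hat\mu_s$ is $\overline{d}$-continuous on $(0,\infty)$.
\end{theorem}

When the matrices are also allowed to move, continuity can fail, and the next theorem says exactly where.

\begin{theorem}\label{thm:B}
Let $\mathcal{I}$ be the set of irreducible tuples in $M_d(\mathbb{R})^M$. The map $(\mathsf{A},s)\mapsto\hat\mu_{\mathsf{A},s}$ on $\mathcal{I}\times(0,\infty)$ is $\overline{d}$-continuous at $(\mathsf{A}_0,s_0)$ if and only if $\mu_{\mathsf{A}_0,s_0}$ is totally ergodic. Total ergodicity of $\mu_{\mathsf{A},s}$ does not depend on $s$.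
\end{theorem}

For a fixed tuple, continuity can be made quantitative.

\begin{theorem}\label{thm:C}
Let $\mathsf{A}$ be irreducible. Then $s\mapsto P(\mathsf{A},s)$ is real-analytic on $(0,\infty)$, and for every compact $J\subset(0,\infty)$ there is $K$ with $\overline{d}(\hat\mu_s,\hat\mu_t)\le K|s-t|$ for $s,t\in J$.
\end{theorem}

The Lipschitz order cannot be improved (Example~\ref{ex:scalar}). Theorem~\ref{thm:C} contains Theorem~\ref{thm:A}, but Theorem~\ref{thm:A} has a much shorter proof (Sections~\ref{sec:prelim}--\ref{sec:cyclic}), which uses neither of the other two theorems and supplies the tools for both.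

\section{Examples and the plan of the proof}\label{sec:examples}

Throughout, $X\asymp Y$ means that $C^{-1}Y\le X\le CY$ with a constant $C>0$ that does not depend on the words involved. The examples use one criterion, proved as Lemma~\ref{lem:gibbs}: for irreducible $\mathsf{A}$, an invariant measure $\nu$ with $\nu([w])\asymp\kappa^{-|w|}\|A_w\|^s$ for all words whose length is a multiple of some fixed $l$ equals $\mu_s$, and $\kappa=e^{P(\mathsf{A},s)}$. For probability vectors $p,p'$ on a finite set, $\operatorname{TV}(p,p')=\frac12\sum_i|p_i-p_i'|$ is the smallest value of $\mathbb{P}(X\ne Y)$ over pairs of random variables $(X,Y)$ with laws $p$ and $p'$.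

\begin{example}[Dimension one]\label{ex:scalar}
Let $d=1$, $A_i=a_i$, $Z(s)=\sum_i|a_i|^s$ and $p_i(s)=|a_i|^s/Z(s)$. The Bernoulli measure with weights $p(s)$ gives $[w]$ the mass $Z(s)^{-|w|}|A_w|^s$, so it is $\mu_s$, and $P(\mathsf{A},s)=\log Z(s)$ is analytic. Moreover
\[
\overline{d}(\mu_s,\mu_t)=\operatorname{TV}(p(s),p(t)).
\]
Indeed, under any joining $(x_0,y_0)$ has marginals $p(s)$ and $p(t)$, which gives $\ge$, and the infinite product of an optimal coupling of $p(s)$ and $p(t)$ is a joining, which gives $\le$. As $p$ is smooth, Theorems~\ref{thm:A} and~\ref{thm:C} hold for $d=1$. Where $a_i\ne0$ we have $p_i'=p_i(\log|a_i|-\sum_jp_j\log|a_j|)$, and $\overline{d}(\mu_s,\mu_t)=\frac12|s-t|\sum_i|p_i'(t)|+o(|s-t|)$ as $s\to t$. This is not $o(|s-t|)$ unless all nonzero $|a_i|$ are equal.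
\end{example}

This example suggests that the conjecture is true. The next one shows the obstacle and how it is removed.

\begin{example}[Antidiagonal matrices]\label{ex:anti}
Let $M=d=2$ and
\[
A_i=\begin{pmatrix}0&a_i\\ b_i&0\end{pmatrix},\qquad a_i,b_i\ge0,\qquad a_1b_2\ne a_2b_1 .
\]
The line through $(x,y)$ is $A_i$-invariant if and only if $a_iy^2-b_ix^2=0$. For $i=1,2$ this is a linear system in $(y^2,x^2)$ with nonzero determinant, so $\mathsf{A}$ is irreducible. The products of length two, $A_iA_j=\operatorname{diag}(a_ib_j,\,b_ia_j)$, preserve both coordinate axes, and for $|w|=2N$,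
\[
A_w=\operatorname{diag}(X_w,Y_w),\qquad X_w=a_{w_1}b_{w_2}a_{w_3}\cdots b_{w_{2N}},\qquad Y_w=b_{w_1}a_{w_2}b_{w_3}\cdots a_{w_{2N}} .
\]
Put $Z_a=a_1^s+a_2^s$, $Z_b=b_1^s+b_2^s$, $p_i=a_i^s/Z_a$, $q_i=b_i^s/Z_b$, and let $m_s=p\times q\times p\times\cdots$ and $m_s'=q\times p\times q\times\cdots$. The shift interchanges $m_s$ and $m_s'$, so $\mu=\frac12(m_s+m_s')$ is invariant, and
\[
\mu([w])=\tfrac12(Z_aZ_b)^{-N}(X_w^s+Y_w^s)\asymp(Z_aZ_b)^{-N}\|A_w\|^s\qquad(|w|=2N).
\]
Hence $\mu_s=\frac12(m_s+m_s')$ and $P(\mathsf{A},s)=\frac12\log Z_a+\frac12\log Z_b$. The condition $a_1b_2\ne a_2b_1$ says that $p\ne q$, so $\mu_s$ is the average of two distinct $\sigma^2$-invariant measures and is not totally ergodic. For $a=(1,0)$, $b=(0,1)$ it is the invariant measure on the periodic orbit of $(12)^\infty$.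

Nevertheless $s\mapsto\mu_s$ is $\overline{d}$-continuous. Couple $p(s)$ with $p(t)$ optimally at the odd places and $q(s)$ with $q(t)$ at the even places, independently, and average this $T^2$-invariant measure with its image under $T$. The result is a joining of $\hat\mu_s$ and $\hat\mu_t$, and
\[
\overline{d}(\mu_s,\mu_t)\le\tfrac12\operatorname{TV}(p(s),p(t))+\tfrac12\operatorname{TV}(q(s),q(t)).
\]
The coupling works because the two processes can be put \emph{in phase}: the period $2$ and the two axes come from the linear algebra of $\mathsf{A}$ and do not depend on $s$, and $m_s$, read in blocks of length two, is the equilibrium state of the one-dimensional tuple $(A_iA_j|_{\mathbb{R}e_1})$.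
\end{example}

\begin{example}[Weak* convergence and entropy do not suffice]\label{ex:markov}
For $0<\varepsilon<1$ let $\nu_\varepsilon$ be the stationary Markov measure on $\Sigma_2$ that repeats the last letter with probability $\varepsilon$ and changes it with probability $1-\varepsilon$, and let $\nu_0$ be the invariant measure on the orbit of $(12)^\infty$. As $\varepsilon\to0$, $\nu_\varepsilon([w])\to\nu_0([w])$ for every $w$, and $h(\nu_\varepsilon)=-\varepsilon\log\varepsilon-(1-\varepsilon)\log(1-\varepsilon)\to0=h(\nu_0)$. But $\nu_\varepsilon$ has positive transition probabilities, so it is mixing and hence totally ergodic, while $\nu_0$ is not $\sigma^2$-ergodic. By Lemma~\ref{lem:closed}, $\overline{d}(\nu_\varepsilon,\nu_0)\not\to0$: the process $\nu_\varepsilon$ loses the phase.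
\end{example}

The proof of Theorem~\ref{thm:A} has four steps. First, compactness shows that $\mu_{\mathsf{A},s}$ and its entropy depend continuously on $(\mathsf{A},s)$ for the weak* topology (Section~\ref{sec:gibbs}). By Example~\ref{ex:markov} this is not enough without further information on the limit measure. Second, the conditional law of the future given a finite past is governed by a direction in $\mathbb{R}^d$; compactness of the space of directions shows that a totally ergodic $\mu_s$ forgets its past \emph{uniformly} (Section~\ref{sec:future}). Third, for a limit measure with this property, weak* convergence together with convergence of entropy does imply $\overline{d}$-convergence (Section~\ref{sec:fd}). Fourth, every irreducible tuple decomposes as in Example~\ref{ex:anti}: $\mu_s$ is the average of the shifts of a totally ergodic block process attached to a subspace that does not depend on $s$ (Section~\ref{sec:cyclic}). A perturbation of the matrices can destroy this subspace, and that is the source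 of the discontinuities in Theorem~\ref{thm:B} (Section~\ref{sec:joint}). Theorem~\ref{thm:C} is proved in Section~\ref{sec:quant}.

\section{Couplings, entropy and the $\overline{d}$-metric}\label{sec:prelim}

Everything below is stated for the alphabet $\{1,\dots,M\}$ and will also be applied to the alphabets $\{1,\dots,M\}^n$. We identify $(\Sigma_M,\sigma^n)$ with the full shift on $\{1,\dots,M\}^n$ by cutting $x$ into the blocks $x_{(k-1)n+1}\cdots x_{kn}$, $k\ge 1$, and likewise for two-sided sequences with $k\in\mathbb{Z}$. A $\sigma^n$-invariant measure is then a stationary measure on the block alphabet, its \emph{$n$-block process}; $\overline{d}_n(m,m')$ denotes the $\overline{d}$-distance of the $n$-block processes of $m$ and $m'$.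

For a probability measure $\nu$ on $\Sigma_M$, $\nu_N$ is the law of $x_1\cdots x_N$. If $\nu([u])>0$, then $\nu(\cdot\,|\,u)$ is the law of $\sigma^{|u|}x$ under $\nu$ conditioned on $[u]$, and $\nu_L(\cdot\,|\,u)$ is the law of its first $L$ letters.

\paragraph{Couplings.} The total variation distance is $\operatorname{TV}(p,p')=\sup_E|p(E)-p'(E)|$, and $|\int f\,dp-\int f\,dp'|\le2\|f\|_\infty\operatorname{TV}(p,p')$. On $\Sigma_M$ the supremum may be taken over finite unions of cylinders, since these approximate Borel sets in $(p+p')$-measure. On a finite set, $\operatorname{TV}(p,p')=1-\sum_z\min(p(z),p'(z))$, and a coupling with $\mathbb{P}(X\neq Y)=\operatorname{TV}(p,p')$ is called \emph{maximal}. For laws $p,p'$ of words of length $N$, let $W_N(p,p')$ be the minimum of $\mathbb{E}\,\#\{i: X_i\ne Y_i\}$ over couplings $(X,Y)$, and let $d_N=W_N/N$. A maximal coupling shows $d_N\le\operatorname{TV}$. Couplings of $(X,Y)$ and of $(Y,Z)$ can be realized together by making $X$ and $Z$ conditionally independent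 given $Y$, so $W_N$ and $d_N$ satisfy the triangle inequality. In the same way a coupling of the laws of finitely many coordinates \emph{extends} to a coupling of the full laws: draw the remaining coordinates of $X$ and of $Y$ independently from their conditional laws.

\paragraph{Entropy.} For a law $p$ on a finite set, $H(p)=-\sum_zp(z)\log p(z)$. For $\nu\in\mathcal{M}_\sigma$ the numbers $H(\nu_{k+1})-H(\nu_k)$ decrease to $h(\nu)$, and $h(\nu)=\lim_NH(\nu_N)/N=\inf_NH(\nu_N)/N\in[0,\log M]$. The function $h$ is affine, and it is weak* upper semicontinuous as an infimum of continuous functions. An invariant measure is ergodic if and only if it is an extreme point of the set of invariant measures. The relative entropy is $D(p\|p')=\sum_zp(z)\log(p(z)/p'(z))$. It satisfies Pinsker's inequality $\operatorname{TV}(p,p')\le\sqrt{D(p\|p')/2}$ and, if $\nu_N\ll m_N$, the chain rule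
\[
D(\nu_N\|m_N)=\sum_{i=1}^N\ \sum_{|u|=i-1}\nu([u])\,D\bigl(\nu_1(\cdot\,|\,u)\,\|\,m_1(\cdot\,|\,u)\bigr).
\]

The first lemma lets us bound $\overline{d}$ by building couplings of long words, with no need for invariance.

\begin{lemma}\label{lem:finite}
For $\nu,\nu'\in\mathcal{M}_\sigma$, $\overline{d}(\nu,\nu')\le\liminf_{N\to\infty}d_N(\nu_N,\nu_N')$.
\end{lemma}

\begin{proof}
Extend an optimal coupling of $\nu_N$ and $\nu_N'$, placed on the coordinates $1,\dots,N$, to a coupling $\lambda_N$ of $\hat\nu$ and $\hat\nu'$. The average $\bar\lambda_N=\frac1N\sum_{i=1}^NT^i_*\lambda_N$ has marginals $\hat\nu,\hat\nu'$, and $\bar\lambda_N(x_0\ne y_0)=\frac1N\sum_{i=1}^N\lambda_N(x_i\ne y_i)=d_N(\nu_N,\nu_N')$. Take a weak* limit $\lambda$ along a subsequence that realizes the lower limit. It has the same marginals, it is $T$-invariant because $\operatorname{TV}(T_*\bar\lambda_N,\bar\lambda_N)\le 1/N$, and $\lambda(x_0\ne y_0)=\liminf_Nd_N(\nu_N,\nu'_N)$ because the set $\{x_0\ne y_0\}$ is clopen.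
\end{proof}

The second lemma is the in-phase coupling of Example~\ref{ex:anti}.

\begin{lemma}\label{lem:blocks}
Let $m,m'$ be $\sigma^n$-invariant, $\mu=\frac1n\sum_{j<n}\sigma^j_*m$ and $\mu'=\frac1n\sum_{j<n}\sigma^j_*m'$. Then $\overline{d}(\mu,\mu')\le\overline{d}_n(m,m')$.
\end{lemma}

\begin{proof}
Let $\lambda$ be a joining of the block processes, regarded as a $T^n$-invariant measure on pairs of two-sided sequences. Then $\bar\lambda=\frac1n\sum_{j<n}T^j_*\lambda$ is $T$-invariant. Its marginals are shift-invariant and project to $\mu$ and $\mu'$ on the coordinates $\ge1$, so they are $\hat\mu$ and $\hat\mu'$. By $T^n$-invariance, $\bar\lambda(x_0\ne y_0)=\frac1n\sum_{i=1}^n\lambda(x_i\ne y_i)\le\lambda(x_1\cdots x_n\ne y_1\cdots y_n)$.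
\end{proof}

\begin{lemma}\label{lem:closed}
If $\mu\in\mathcal{M}_\sigma$ is not totally ergodic, there is $\delta>0$ with $\overline{d}(\mu,\nu)\ge\delta$ for every totally ergodic $\nu\in\mathcal{M}_\sigma$.
\end{lemma}

\begin{proof}
Choose $q\ge1$ and a Borel set $E=\sigma^{-q}E$ with $0<\mu(E)<1$. Let $f=1_E-\mu(E)$ and $\zeta=\frac14\|f\|_{L^1(\mu)}>0$. Choose a function $g$ of finitely many coordinates $x_1,\dots,x_l$ with $\|f-g\|_{L^1(\mu)}\le\zeta$; truncating, we may assume $|g|\le1$, since $|f|\le1$. Put $g_N=\frac1N\sum_{i<N}g\circ\sigma^{qi}$. As $f\circ\sigma^q=f$, we have $\|f-g_N\|_{L^1(\mu)}\le\zeta$, so $\|g_N\|_{L^1(\mu)}\ge3\zeta$ for all $N$; as $\int f\,d\mu=0$, we have $|\int g\,d\mu|\le\zeta$.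

Let $\nu$ be totally ergodic, let $\lambda$ be a joining of $\hat\mu$ and $\hat\nu$, and let $\varepsilon=\lambda(x_0\ne y_0)$. The values $g(\sigma^jx)$ and $g(\sigma^jy)$ differ by at most $2$, and only if $x,y$ differ at one of $l$ given places; hence $\int|g_N(x)-g_N(y)|\,d\lambda\le2l\varepsilon$ for all $N\ge1$. By the ergodic theorem for $(\nu,\sigma^q)$, $\|g_N\|_{L^1(\nu)}\to|\int g\,d\nu|$. Therefore
\[
3\zeta\le\lim_N\|g_N\|_{L^1(\nu)}+2l\varepsilon=\Bigl|\int g\,d\nu\Bigr|+2l\varepsilon\le\Bigl|\int g\,d\mu\Bigr|+4l\varepsilon\le\zeta+4l\varepsilon,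
\]
so $\varepsilon\ge\zeta/(2l)$.
\end{proof}

\section{Eigenmeasures and the Gibbs property}\label{sec:gibbs}

We use two consequences of irreducibility. The common kernel $\bigcap_i\ker A_i$ is an invariant subspace and is not $\mathbb{R}^d$, because an irreducible tuple is not zero; so \emph{the common kernel is $\{0\}$}. And \emph{the tuple $(A_i^T)$ is irreducible}, because $V$ is invariant under the $A_i^T$ if and only if $V^\perp$ is invariant under the $A_i$.

For any tuple $\mathsf{A}$, irreducible or not, any $\theta\in\mathcal{M}_\sigma$, $s>0$ and $n\ge1$,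
\begin{equation}\label{eq:var}
h(\theta)+s\Lambda(\mathsf{A},\theta)\ \le\ \frac1n\sum_{|w|=n,\ \theta([w])>0}\theta([w])\log\frac{\|A_w\|^s}{\theta([w])}\ \le\ \frac1n\log\sum_{|w|=n}\|A_w\|^s .
\end{equation}
The first inequality holds because $h$ and $\Lambda$ are infima over $n$, and the middle term tends to the left side as $n\to\infty$; the second is Jensen's inequality.

\begin{lemma}[Gibbs criterion]\label{lem:gibbs}
Let $\mathsf{A}$ be irreducible and $s>0$. Suppose that $\nu\in\mathcal{M}_\sigma$, $\kappa>0$ and $l\ge1$ satisfy $\nu([w])\asymp\kappa^{-|w|}\|A_w\|^s$ for all words with $|w|\in\{l,2l,3l,\dots\}$. Then $\nu=\mu_s$ and $\kappa=e^{P(\mathsf{A},s)}$.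
\end{lemma}

\begin{proof}
Summing over $|w|=n\in l\mathbb{N}$ gives $\sum_{|w|=n}\|A_w\|^s\asymp\kappa^n$, so $P(\mathsf{A},s)\le\log\kappa$ by \eqref{eq:var}. For $\theta=\nu$ and $n\in l\mathbb{N}$ the middle term of \eqref{eq:var} is $\log\kappa+O(1/n)$, so $h(\nu)+s\Lambda(\mathsf{A},\nu)=\log\kappa$. Thus $\nu$ is an equilibrium state and $P(\mathsf{A},s)=\log\kappa$; Theorem~\ref{thm:unique} gives $\nu=\mu_s$.
\end{proof}

\begin{remark}
Without irreducibility uniqueness can fail. For $A_1=\operatorname{diag}(2,1)$, $A_2=\operatorname{diag}(1,2)$ we have $\sum_{|w|=n}\|A_w\|^s\le2(1+2^s)^n$, so $P\le\log(1+2^s)$ by \eqref{eq:var}. The Bernoulli measure with $p_1=2^s/(1+2^s)$ has entropy $\log(1+2^s)-sp_1\log2$ and exponent at least $p_1\log2$, so it is an equilibrium state, and so is its image under interchanging the letters.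
\end{remark}

To produce a measure as in Lemma~\ref{lem:gibbs} we want a function $\Phi$ on matrices, comparable to $\|\cdot\|^s$, with $\sum_i\Phi(BA_i)=\kappa\Phi(B)=\sum_i\Phi(A_iB)$; then $\kappa^{-|w|}\Phi(A_w)/\Phi(I)$ is consistent and shift-invariant. For $d=1$ the function $|B|^s$ does this. For $d\geq 2$ we average the matrix coefficients $|\langle x,By\rangle|^s$ over $x$ and $y$ against measures that reproduce themselves under the tuple.

Let $S$ be the unit sphere of $\mathbb{R}^d$. For a finite positive measure $\tau$ on $S$ and a matrix $B$ let $B\cdot\tau$ be the measure on $S$ with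
\[
\int g\,d(B\cdot\tau)=\int|By|^s\,g(By/|By|)\,d\tau(y)
\]
for bounded Borel $g$, the integrand being $0$ where $By=0$. If $G$ is a continuous function on $\mathbb{R}^d$ with $G(tz)=t^sG(z)$ for $t\ge0$, then $\int G\,d(B\cdot\tau)=\int G(By)\,d\tau(y)$. For continuous $g$ the function
\begin{equation}\label{eq:jointcont}
(B,s,y)\longmapsto|By|^sg(By/|By|)\quad\text{is continuous on } M_d(\mathbb{R})\times(0,\infty)\times S;
\end{equation}
at points with $By=0$ this holds because the modulus is at most $|By|^s\|g\|_\infty$ and $s>0$. A pair $(\rho,\eta)$ of probability measures on $S$ is an \emph{eigenpair} for $(\mathsf{A},s)$ if $\sum_iA_i\cdot\rho=\kappa\rho$ and $\sum_iA_i^T\cdot\eta=\kappa'\eta$ for some $\kappa,\kappa'>0$. Given an eigenpair, put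
\[
\Phi(B)=\iint|\langle x,By\rangle|^s\,d\eta(x)\,d\rho(y),\qquad c=c(\rho,\eta)=\min_{\|B\|=1}\Phi(B).
\]

\begin{proposition}\label{prop:formula}
Let $\mathsf{A}$ be irreducible and $s>0$. Eigenpairs exist. For every eigenpair, $\kappa=\kappa'=e^{P(\mathsf{A},s)}$, $0<c\le1$, $\mu_s([w])=\kappa^{-|w|}\Phi(A_w)/\Phi(I)$ for all words $w$, and
\begin{equation}\label{eq:gibbs}
c\,\kappa^{-|w|}\|A_w\|^s\le\mu_s([w])\le c^{-1}\kappa^{-|w|}\|A_w\|^s,\qquad c\le\kappa^{-n}\sum_{|w|=n}\|A_w\|^s\le c^{-1}.
\end{equation}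
The numbers $P(\mathsf{A},s)$ and $\Lambda(\mathsf{A},\mu_s)$ are finite, and $\mu_s$ is ergodic.
\end{proposition}

\begin{proof}
\emph{Existence.} By \eqref{eq:jointcont} the map $\tau\mapsto\sum_iA_i\cdot\tau$ is weak* continuous. For a probability measure $\tau$ the image has mass at least $\min_{y\in S}\sum_i|A_iy|^s$, which is positive because the common kernel is trivial. So the normalized map is a continuous self-map of the compact convex set of probability measures on $S$, and the Schauder--Tychonoff theorem (such a map has a fixed point) gives $\rho$. The transposed tuple gives $\eta$.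

\emph{Positivity of $c$.} Let $V$ be the span of $\operatorname{supp}\rho$. Since $A_i\cdot\rho\le\kappa\rho$, the measure $A_i\cdot\rho$ gives no mass to $S\setminus V$, which means that $A_iy\in V$ for $\rho$-almost every $y$. The set $\{y\in S: A_iy\in V\}$ is closed, so it contains $\operatorname{supp}\rho$. Hence $V\neq0$ is invariant and $V=\mathbb{R}^d$. The same argument for the transposes shows that $\operatorname{supp}\eta$ spans $\mathbb{R}^d$. If $\Phi(B)=0$, then $\langle x,By\rangle=0$ on $\operatorname{supp}\eta\times\operatorname{supp}\rho$, so $B=0$. By compactness $c>0$, and by homogeneity $c\|B\|^s\le\Phi(B)\le\|B\|^s$ for all $B$.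

\emph{The formula.} The equation for $\rho$ applied to $G(z)=|\langle x,Bz\rangle|^s$ gives $\sum_i\Phi(BA_i)=\kappa\Phi(B)$, and the equation for $\eta$ applied to $G(z)=|\langle z,By\rangle|^s$ gives $\sum_i\Phi(A_iB)=\kappa'\Phi(B)$. For $B=I$ the left sides agree, so $\kappa=\kappa'$. Therefore $\mu([w])=\kappa^{-|w|}\Phi(A_w)/\Phi(I)$ satisfies $\sum_i\mu([wi])=\mu([w])=\sum_i\mu([iw])$ and defines an invariant probability measure. It obeys the first bounds in \eqref{eq:gibbs} because $c\le\Phi(I)\le1$, and the second bounds follow by summing over $w$. Lemma~\ref{lem:gibbs} gives $\mu=\mu_s$ and $\kappa=e^{P(\mathsf{A},s)}$.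

\emph{Finiteness and ergodicity.} $P=\log\kappa$ is finite, and so is $\Lambda(\mathsf{A},\mu_s)=(P-h(\mu_s))/s$. If $\mu_s=t\nu_1+(1-t)\nu_2$ with $0<t<1$ and $\nu_1,\nu_2\in\mathcal{M}_\sigma$, then, $h$ and $\Lambda$ being affine, the finite number $P$ is a convex combination of the numbers $h(\nu_j)+s\Lambda(\mathsf{A},\nu_j)\le P$. So both $\nu_j$ are equilibrium states and equal $\mu_s$. Thus $\mu_s$ is extremal.
\end{proof}

Eigenpairs need not be chosen continuously in $(\mathsf{A},s)$: limits of eigenpairs are eigenpairs, and every eigenpair gives the same measure. This yields all the soft continuity we need.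

\begin{lemma}\label{lem:soft}
Let $(\mathsf{A}_k,s_k)\to(\mathsf{A}_0,s_0)$ in $\mathcal{I}\times(0,\infty)$ and write $\mu_k=\mu_{\mathsf{A}_k,s_k}$ for $k\geq 0$.
\begin{enumerate}
\item[(a)] $P(\mathsf{A}_k,s_k)\to P(\mathsf{A}_0,s_0)$, $\mu_k\to\mu_0$ weak*, and $h(\mu_k)\to h(\mu_0)$.
\item[(b)] For any eigenpairs $(\rho_k,\eta_k)$ of $(\mathsf{A}_k,s_k)$, $\liminf_kc(\rho_k,\eta_k)>0$.
\end{enumerate}
\end{lemma}

\begin{proof}
Let $(\rho_k,\eta_k)$ be eigenpairs, with $\kappa_k=e^{P(\mathsf{A}_k,s_k)}$ and functions $\Phi_k$. Every subsequence has a further subsequence along which $\rho_k\to\rho$ and $\eta_k\to\eta$ weak*. For continuous $g$, \eqref{eq:jointcont} shows that $\sum_i|A_{k,i}y|^{s_k}g(A_{k,i}y/|A_{k,i}y|)$ converges uniformly on $S$ to the same expression for $(\mathsf{A}_0,s_0)$. With $g=1$ we get $\kappa_k\to\kappa^*=\int\sum_i|A_{0,i}y|^{s_0}\,d\rho>0$, and then the equation for $\rho_k$ passes to the limit. The same holds for $\eta_k$, whose eigenvalue is also $\kappa_k$. So $(\rho,\eta)$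 is an eigenpair for $(\mathsf{A}_0,s_0)$, with function $\Phi$, and $\kappa^*=e^{P(\mathsf{A}_0,s_0)}$. If $B_k\to B$, then $|\langle x,B_ky\rangle|^{s_k}\to|\langle x,By\rangle|^{s_0}$ uniformly on $S\times S$ and $\eta_k\times\rho_k\to\eta\times\rho$, so $\Phi_k(B_k)\to\Phi(B)$. By Proposition~\ref{prop:formula}, $\mu_k([w])\to\mu_0([w])$ for every $w$. The limits do not depend on the subsequence, which proves the first two claims of (a). If (b) failed, then along such a subsequence there would be $B_k\to B$ with $\|B_k\|=1$ and $\Phi_k(B_k)\to0=\Phi(B)$, contradicting $c(\rho,\eta)>0$.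

It remains to treat the entropy. If $a_k\to a\ge0$ and $b_k\to b\ge0$ with $a_k,b_k\geq0$, then $\limsup a_k\log b_k\le a\log b$: for $b>0$ there is convergence, for $b=0<a$ the left side is $-\infty$, and for $a=b=0$ the terms are eventually $\le0$. Hence for every $n$,
\[
\limsup_k\Lambda(\mathsf{A}_k,\mu_k)\le\limsup_k\frac1n\sum_{|w|=n}\mu_k([w])\log\|A_{k,w}\|\le\frac1n\sum_{|w|=n}\mu_0([w])\log\|A_{0,w}\|,
\]
so $\limsup_k\Lambda(\mathsf{A}_k,\mu_k)\le\Lambda_0:=\Lambda(\mathsf{A}_0,\mu_0)$, which is finite. For $\varepsilon>0$ and large $k$,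
\[
h(\mu_k)=P(\mathsf{A}_k,s_k)-s_k\Lambda(\mathsf{A}_k,\mu_k)\ge P(\mathsf{A}_k,s_k)-s_k(\Lambda_0+\varepsilon)\longrightarrow h(\mu_0)-s_0\varepsilon .
\]
So $\liminf h(\mu_k)\ge h(\mu_0)$, and $\limsup h(\mu_k)\le h(\mu_0)$ by upper semicontinuity.
\end{proof}

\section{The law of the future given the past}\label{sec:future}

Fix an irreducible $\mathsf{A}$, $s>0$ and an eigenpair $(\rho,\eta)$ with constants $\kappa$ and $c$. The measure $\mu_s$ is defined through products of matrices, so the past $u$ influences the future through the whole product $A_u$. The formula $\langle x,A_uA_wy\rangle=\langle A_u^Tx,A_wy\rangle$ shows, however, that once $x$ is fixed only the direction of $A_u^Tx$ matters. We therefore integrate out $y$ alone. Put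
\[
v(z)=\int|\langle z,y\rangle|^s\,d\rho(y)\quad(z\in\mathbb{R}^d),\qquad x\cdot w=\frac{A_w^Tx}{|A_w^Tx|}\quad(x\in S,\ A_w^Tx\ne0).
\]
The function $v$ is continuous, even and $s$-homogeneous, $v(z)\le|z|^s$, and $\Phi(B)=\int v(B^Tx)\,d\eta(x)$. For unit vectors $e,z$ the matrix $B=ez^T$ has norm $1$ and $\Phi(B)=v(z)\int|\langle x,e\rangle|^s\,d\eta(x)\le v(z)$, so $c\le v\le1$ on $S$. The equation for $\rho$ applied to $|\langle z,\cdot\rangle|^s$ gives
\begin{equation}\label{eq:eigenfunction}
\sum_iv(A_i^Tz)=\kappa\,v(z).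
\end{equation}
Since $A_{wi}^T=A_i^TA_w^T$, this says that for $x\in S$
\[
Q_x([w])=\kappa^{-|w|}\,v(A_w^Tx)/v(x)
\]
is consistent and defines a probability measure $Q_x=Q_{-x}$ on $\Sigma_M$.

\begin{lemma}\label{lem:Q}
Let $x,x'\in S$.
\begin{enumerate}
\item[(a)] $Q_x([w])=0$ if $A_w^Tx=0$, and $Q_x([w])\le c^{-2}\bigl(|A_w^Tx|/\|A_w\|\bigr)^s\mu_s([w])$ if $A_w\ne0$. In particular $Q_x\le c^{-2}\mu_s$.
\item[(b)] For all $n\ge0$,
\begin{align}
\kappa^{-n}\sum_{|w|=n}\bigl|v(A_w^Tx)-v(A_w^Tx')\bigr|&\le\max(1,s)\,c^{-1}|x-x'|^{\min(1,s)},\label{eq:vhold}\\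
\sum_{|w|=n}\bigl|Q_x([w])-Q_{x'}([w])\bigr|&\le2\max(1,s)\,c^{-2}|x-x'|^{\min(1,s)}.\label{eq:Qhold}
\end{align}
So $x\mapsto Q_x$ is continuous in total variation.
\item[(c)] If $Q_x([u])>0$, then $Q_x(\cdot\,|\,u)=Q_{x\cdot u}$. If $\mu_s([u])>0$, then $\mu_s(\cdot\,|\,u)$ is a \emph{mixture} $\int Q_z\,d\pi(z)$ with $\pi$ a probability measure on $S$; for the empty word, $\mu_s$ itself is a mixture.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) $Q_x([w])\le c^{-1}\kappa^{-|w|}|A_w^Tx|^s$, and $\kappa^{-|w|}\|A_w\|^s\le c^{-1}\mu_s([w])$ by \eqref{eq:gibbs}. The inequality $Q_x\le c^{-2}\mu_s$ passes from cylinders to open sets, which are countable disjoint unions of cylinders, and then to Borel sets by outer regularity of $\mu_s$.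

(b) For $a,b\in[-1,1]$,
\begin{equation}\label{eq:power}
\bigl||a|^s-|b|^s\bigr|\le\max(1,s)\,|a-b|^{\min(1,s)},
\end{equation}
by the mean value theorem if $s\ge1$ and by subadditivity of $t\mapsto t^s$ if $s\le1$. Take $a=\langle x,A_wy\rangle/\|A_w\|$ and $b=\langle x',A_wy\rangle/\|A_w\|$ and integrate in $y$: $|v(A_w^Tx)-v(A_w^Tx')|\le\max(1,s)\|A_w\|^s|x-x'|^{\min(1,s)}$. Summing with \eqref{eq:gibbs} gives \eqref{eq:vhold}. Next,
\[
Q_x([w])-Q_{x'}([w])=\kappa^{-n}\,\frac{v(A_w^Tx)-v(A_w^Tx')}{v(x)}+Q_{x'}([w])\,\frac{v(x')-v(x)}{v(x)} .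
\]
Sum over $w$ and use \eqref{eq:vhold} for $n$ and for $0$, together with $v(x)\ge c$.

(c) By homogeneity, $Q_x([uw])/Q_x([u])=\kappa^{-|w|}v(A_w^TA_u^Tx)/v(A_u^Tx)=Q_{x\cdot u}([w])$. By Proposition~\ref{prop:formula},
\[
\mu_s([uw])=\frac{\kappa^{-|u|-|w|}}{\Phi(I)}\int v(A_w^TA_u^Tx)\,d\eta(x)=\frac{\kappa^{-|u|}}{\Phi(I)}\int_{\{A_u^Tx\ne0\}}Q_{x\cdot u}([w])\,v(A_u^Tx)\,d\eta(x).
\]
So $\pi$ is the image under $x\mapsto x\cdot u$ of the normalization of $v(A_u^Tx)\,d\eta(x)$.
\end{proof}

All conditional laws of the future are thus mixtures from one family that is compact in total variation and dominated by $\mu_s$. The influence of the past on the future beyond time $n$ is bounded by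
\[
\varphi(n)=\varphi_s(n)=\sup_{x,x'\in S}\operatorname{TV}\bigl(Q_x\circ\sigma^{-n},Q_{x'}\circ\sigma^{-n}\bigr):
\]
integrating $|Q_z(\sigma^{-n}E)-Q_{z'}(\sigma^{-n}E)|\le\varphi(n)$ against $\pi\times\pi'$ shows that
\begin{equation}\label{eq:mix}
\operatorname{TV}(Q\circ\sigma^{-n},Q'\circ\sigma^{-n})\le\varphi(n)\quad\text{for any two mixtures } Q,Q'.
\end{equation}

\begin{definition}\label{def:forget}
A measure $m\in\mathcal{M}_\sigma$ \emph{forgets its past uniformly} if for every $\varepsilon>0$ there is $L\geq1$ such that $d_L(m_L(\cdot\,|\,u),m_L)\le\varepsilon$ for every word $u$ with $m([u])>0$.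
\end{definition}

\begin{proposition}\label{prop:mixing}
Let $\mathsf{A}$ be irreducible, $s>0$, and suppose that $m=\mu_s$ is totally ergodic. Then $\varphi(n)\to0$, and $m$ forgets its past uniformly.
\end{proposition}

\begin{proof}
Let $\mathcal{B}$ be the Borel $\sigma$-algebra, let $\mathcal{B}_l$ be generated by $\sigma^{-l}\mathcal{B}$ and the $m$-null sets, and let $\mathcal{T}=\bigcap_l\mathcal{B}_l$ be the tail $\sigma$-algebra.

\emph{Step 1: the tail is finite.} Let $G\in\mathcal{T}$ with $m(G)>0$. For each $l$ write $G=\sigma^{-l}G_l$ modulo $m$; then $m(G_l)=m(G)$. For $|u|=l$ with $m([u])>0$, Lemma~\ref{lem:Q}(c),(a) give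
\[
\frac{m(G\cap[u])}{m([u])}=m(G_l\,|\,u)=\int Q_z(G_l)\,d\pi(z)\le c^{-2}m(G).
\]
By martingale convergence, the left side evaluated at $u=x_1\cdots x_l$ tends to $1_G(x)$ for $m$-almost every $x$. Hence $m(G)\ge c^2$. A family of disjoint non-null tail sets therefore has at most $c^{-2}$ members, and $\mathcal{T}$ modulo null sets is a finite Boolean algebra.

\emph{Step 2: the tail is trivial.} The map $G\mapsto\sigma^{-1}G$ sends $\mathcal{B}_l$ into $\mathcal{B}_{l+1}$, hence $\mathcal{T}$ into $\mathcal{T}$, and it is injective modulo $m$ because $m(\sigma^{-1}G\,\triangle\,\sigma^{-1}G')=m(G\,\triangle\,G')$. So it permutes a finite set, and some power $\sigma^{-q}$, $q\ge1$, fixes every $G\in\mathcal{T}$ modulo $m$. Ergodicity for $\sigma^q$ gives $m(G)\in\{0,1\}$. This is the only use of total ergodicity.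

\emph{Step 3: $\varphi(n)\to0$.} The sequence $\varphi$ is nonincreasing, since taking images does not increase $\operatorname{TV}$. Suppose $\varphi(n)\ge\delta>0$ for all $n$. Choose $x_n,x_n'\in S$ and Borel sets $E_n$ such that $f_n=1_{\sigma^{-n}E_n}$ satisfies $\int f_n\,dQ_{x_n}-\int f_n\,dQ_{x_n'}\ge\delta/2$. Along a subsequence, $x_n\to x$, $x_n'\to x'$ and $f_n\to F$ weak* in $L^\infty(m)=L^1(m)^*$. For $n\ge l$ the function $f_n$ is $\mathcal{B}_l$-measurable, so for $\psi\in L^1(m)$
\[
\int F\psi\,dm=\lim_n\int f_n\,\mathbb{E}(\psi|\mathcal{B}_l)\,dm=\int F\,\mathbb{E}(\psi|\mathcal{B}_l)\,dm=\int\mathbb{E}(F|\mathcal{B}_l)\,\psi\,dm .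
\]
Thus $F$ is $\mathcal{B}_l$-measurable for all $l$, hence $\mathcal{T}$-measurable, hence almost everywhere equal to a constant $F_0$. By Lemma~\ref{lem:Q}(a), $Q_x$ has a bounded density with respect to $m$, so $\int f_n\,dQ_x\to F_0$; by Lemma~\ref{lem:Q}(b), $\operatorname{TV}(Q_{x_n},Q_x)\to0$, so $\int f_n\,dQ_{x_n}\to F_0$. The same argument gives $\int f_n\,dQ_{x_n'}\to F_0$, a contradiction.

\emph{Step 4: uniform forgetting.} Given $\varepsilon>0$ choose $g$ with $\varphi(g)\le\varepsilon/2$, and $L>g$ with $L\ge2g/\varepsilon$. The measures $m(\cdot\,|\,u)$ and $m$ are mixtures, so by \eqref{eq:mix} their laws on the coordinates $g+1,\dots,L$ are within $\varphi(g)$ in total variation. Couple these coordinates maximally and extend the coupling to the first $g$ coordinates. The expected number of disagreements is at most $g+L\varphi(g)\le\varepsilon L$.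
\end{proof}

\begin{remark}
In Example~\ref{ex:anti}, $A_ie_1=b_ie_2$ and $A_ie_2=a_ie_1$, so $\rho\propto\sqrt{Z_a}\,\delta_{e_1}+\sqrt{Z_b}\,\delta_{e_2}$ satisfies the equation for $\rho$ with $\kappa=\sqrt{Z_aZ_b}$. Then $v(z)\propto\sqrt{Z_a}|z_1|^s+\sqrt{Z_b}|z_2|^s$, and from $A_i^Te_1=a_ie_2$, $A_i^Te_2=b_ie_1$ we get $Q_{e_1}=m_s$ and $Q_{e_2}=m_s'$. By the law of large numbers along the odd places these measures and their shifts are mutually singular, so $\varphi(n)=1$ for all $n$: total ergodicity cannot be dropped.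
\end{remark}

Total ergodicity has an algebraic sufficient condition. Call $\mathsf{A}$ \emph{totally irreducible} if for every $q\ge1$ the tuple $(A_w)_{|w|=q}$ is irreducible.

\begin{lemma}\label{lem:ti}
If $\mathsf{A}$ is totally irreducible, then $\mu_s$ is totally ergodic for every $s>0$.
\end{lemma}

\begin{proof}
By \eqref{eq:gibbs} the $q$-block process of $\mu_s$ satisfies the hypothesis of Lemma~\ref{lem:gibbs} for the irreducible tuple $(A_w)_{|w|=q}$, with $\kappa^q$ in place of $\kappa$. So it is the equilibrium state of that tuple and is ergodic by Proposition~\ref{prop:formula}.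
\end{proof}

\section{From weak* convergence and entropy to $\overline{d}$}\label{sec:fd}

We want to couple $\nu_k$ with $m$ block by block. Weak* convergence controls the conditional laws of $\nu_k$ given a past of \emph{fixed} length $p$, while the construction conditions on ever longer pasts. Convergence of entropy closes this gap: it forces the longer past to carry almost no extra information about the next block.

\begin{proposition}\label{prop:fd}
Let $m\in\mathcal{M}_\sigma$ forget its past uniformly. If $\nu_k\in\mathcal{M}_\sigma$, $\nu_k\to m$ weak* and $h(\nu_k)\to h(m)$, then $\overline{d}(\nu_k,m)\to0$.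
\end{proposition}

\begin{proof}
Fix $\varepsilon>0$ and take $L$ from Definition~\ref{def:forget}. For $\nu\in\mathcal{M}_\sigma$ let $H_\nu(L|p)=H(\nu_{p+L})-H(\nu_p)$, the conditional entropy of $L$ letters given the $p$ preceding ones. It is a sum of $L$ consecutive differences $H(\nu_{j+1})-H(\nu_j)$, so it decreases to $Lh(\nu)$ as $p\to\infty$. Choose $p$ with $H_m(L|p)-Lh(m)<\varepsilon^2$. Both terms converge along $\nu_k$, so for large $k$ the measure $\nu=\nu_k$ satisfies $H_\nu(L|p)-Lh(\nu)<2\varepsilon^2$.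

Let $p'\ge p$, and for $|u|=p'$ let $\bar u$ be the word of the last $p$ letters of $u$. By invariance, $\sum_{u:\,\bar u=z}\nu([uw])=\nu([zw])$, so
\[
\sum_{|u|=p'}\nu([u])\,D\bigl(\nu_L(\cdot\,|\,u)\,\|\,\nu_L(\cdot\,|\,\bar u)\bigr)=\sum_{u,w}\nu([uw])\log\frac{\nu_L(w|u)}{\nu_L(w|\bar u)}=H_\nu(L|p)-H_\nu(L|p')\le2\varepsilon^2 .
\]
Pinsker's inequality and concavity of the square root give
\begin{equation}\label{eq:fd1}
\sum_{|u|=p'}\nu([u])\operatorname{TV}\bigl(\nu_L(\cdot\,|\,u),\nu_L(\cdot\,|\,\bar u)\bigr)\le\varepsilon .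
\end{equation}
Put $m_L(\cdot\,|\,z):=m_L$ when $m([z])=0$. For $|z|=p$ with $m([z])>0$ the laws $(\nu_k)_L(\cdot\,|\,z)$ converge to $m_L(\cdot\,|\,z)$, and for the other $z$ we have $\nu_k([z])\to0$. So for large $k$
\begin{equation}\label{eq:fd2}
\sum_{|z|=p}\nu([z])\operatorname{TV}\bigl(\nu_L(\cdot\,|\,z),m_L(\cdot\,|\,z)\bigr)\le\varepsilon .
\end{equation}
Here ``large $k$'' does not depend on $p'$. The triangle inequality for $d_L$ through $\nu_L(\cdot\,|\,\bar u)$ and $m_L(\cdot\,|\,\bar u)$, together with \eqref{eq:fd1}, \eqref{eq:fd2} and uniform forgetting, gives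
\begin{equation}\label{eq:fd3}
\sum_{|u|=p'}\nu([u])\,d_L\bigl(\nu_L(\cdot\,|\,u),m_L\bigr)\le3\varepsilon\qquad\text{for all }p'\ge p .
\end{equation}

Now build random words $X,Y$ of length $NL$ in $N$ steps. If the parts already built are $u$ and $u'$, draw the next pair of $L$-blocks from an optimal coupling of $\nu_L(\cdot\,|\,u)$ and $m_L(\cdot\,|\,u')$. The conditional law of the next $X$-block depends only on $u$ and is the right one, so $X$ has law $\nu_{NL}$; for the same reason $Y$ has law $m_{NL}$. Given $(u,u')$, the expected fraction of disagreements in the new block is at most $d_L(\nu_L(\cdot\,|\,u),m_L)+d_L(m_L,m_L(\cdot\,|\,u'))\le d_L(\nu_L(\cdot\,|\,u),m_L)+\varepsilon$. Uniformity in the past is essential here, because we have no control over the joint law of $(u,u')$. By \eqref{eq:fd3} the mean is at most $4\varepsilon$ as soon as $|u|\ge p$, that is, for all but at most $p/L+1$ blocks. Hence $d_{NL}(\nu_{NL},m_{NL})\le4\varepsilon+(p/L+1)/N$, and Lemma~\ref{lem:finite} gives $\overline{d}(\nu_k,m)\le4\varepsilon$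 for large $k$.
\end{proof}

Lemma~\ref{lem:soft}(a) and Propositions~\ref{prop:mixing} and~\ref{prop:fd} combine to the following statement.

\begin{corollary}\label{cor:te}
Let $(\mathsf{A}_k,s_k)\to(\mathsf{A}_0,s_0)$ in $\mathcal{I}\times(0,\infty)$. If $\mu_{\mathsf{A}_0,s_0}$ is totally ergodic, then $\overline{d}(\mu_{\mathsf{A}_k,s_k},\mu_{\mathsf{A}_0,s_0})\to0$.
\end{corollary}

\section{Cyclic decomposition and the proof of Theorem~\ref{thm:A}}\label{sec:cyclic}

An irreducible tuple fails to be totally irreducible when the products of some length $q$ have a common invariant subspace. Taking such a subspace of the smallest dimension \emph{over all $q$} produces a tuple that cannot split at any later stage. Subspaces carry the Euclidean structure of $\mathbb{R}^d$.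

\begin{proposition}\label{prop:cyclic}
Let $\mathsf{A}$ be irreducible. There are $n\ge1$ and nonzero subspaces $W_j$, $j\in\mathbb{Z}/n$, depending only on $\mathsf{A}$, such that $\sum_iA_iW_j=W_{j+1}$, $\sum_jW_j=\mathbb{R}^d$, and each tuple $\mathsf{B}^{(j)}=(A_w|_{W_j})_{|w|=n}$ is totally irreducible. For $s>0$ let $\mu_s^{(j)}$ be the equilibrium state of $(\mathsf{B}^{(j)},s)$, a $\sigma^n$-invariant measure on $\Sigma_M$. Then
\[
P(\mathsf{B}^{(j)},s)=nP(\mathsf{A},s),\qquad\sigma_*\mu_s^{(j)}=\mu_s^{(j-1)},\qquad\mu_s=\frac1n\sum_j\mu_s^{(j)}=\frac1n\sum_{j<n}\sigma^j_*\mu_s^{(0)} .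
\]
\end{proposition}

In Example~\ref{ex:anti}, $n=2$, $W_0=\mathbb{R}e_1$, $W_1=\mathbb{R}e_2$, $\mu_s^{(0)}=m_s$ and $\mu_s^{(1)}=m_s'$.

\begin{proof}
\emph{The subspaces.} For a subspace $U$ put $FU=\sum_iA_iU$. The operation $F$ preserves inclusions, $F^qU=\sum_{|w|=q}A_wU$, and $FU\ne0$ if $U\ne0$, because the common kernel is trivial. Call $U$ \emph{$q$-invariant} if $F^qU\subseteq U$, that is, if $U$ is invariant under all $A_w$ with $|w|=q$. If $U$ is $q$-invariant, so is $F^kU$, since $F^qF^kU=F^kF^qU\subseteq F^kU$. Among all pairs $(q,U)$ with $q\ge1$ and $U\ne0$ $q$-invariant, choose $(n,V)$ with $\dim V$ minimal, and let $W_j=F^jV$ for $j\ge0$. The space $W_n\subseteq V$ is nonzero and $n$-invariant, so $W_n=V$ by minimality, and $W_{j+n}=W_j$. The sum $\sum_jW_j$ is nonzero and invariant under every $A_i$, so it is $\mathbb{R}^d$.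

Let $q\in\{n,2n,\dots\}$ and $0\le j<n$, and let $0\ne U\subseteq W_j$ be $q$-invariant. Then $F^{q-j}U\subseteq F^{q-j}W_j=W_q=V$ is nonzero and $q$-invariant, so it equals $V$ by minimality. Hence $W_j=F^jV=F^qU\subseteq U$. So $W_j$ has no proper nonzero $q$-invariant subspace, and the maps $A_w|_{W_j}$, $|w|=q$, are not all zero because $F^qW_j=W_j$. Thus $\mathsf{B}^{(j)}$ is totally irreducible.

\emph{The shift permutes the measures.} Let $\kappa_j=e^{P(\mathsf{B}^{(j)},s)}$. By \eqref{eq:gibbs}, $\mu_s^{(j)}([w])\asymp\kappa_j^{-N}\|A_w|_{W_j}\|^s$ for $|w|=nN$. To evaluate $\sigma_*\mu_s^{(j)}$ on such a word, add one letter $a$ in front and a word $u$ of $n-1$ letters behind, so that the length is again a multiple of $n$: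
\[
(\sigma_*\mu_s^{(j)})([w])=\sum_{a,\ |u|=n-1}\mu_s^{(j)}([awu])\asymp\kappa_j^{-N}\sum_{a,\ |u|=n-1}\|A_aA_wA_u|_{W_j}\|^s=\kappa_j^{-N}\,\Psi(A_w|_{W_{j-1}}),
\]
where $\Psi(B)=\sum_{a,u}\|A_aBA_u|_{W_j}\|^s$ for linear maps $B:W_{j-1}\to\mathbb{R}^d$; this makes sense because $A_uW_j\subseteq F^{n-1}W_j=W_{j-1}$. The function $\Psi$ is continuous and $s$-homogeneous. If $\Psi(B)=0$, then $BA_uW_j$ lies in the common kernel for every $u$, so $B$ vanishes on $\sum_uA_uW_j=W_{j-1}$. By compactness of the unit sphere of such maps, $\Psi(B)\asymp\|B\|^s$, and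
\[
(\sigma_*\mu_s^{(j)})([w])\asymp\kappa_j^{-N}\|A_w|_{W_{j-1}}\|^s\qquad(|w|=nN).
\]
The measure $\sigma_*\mu_s^{(j)}$ is $\sigma^n$-invariant, so Lemma~\ref{lem:gibbs} for $\mathsf{B}^{(j-1)}$ gives $\sigma_*\mu_s^{(j)}=\mu_s^{(j-1)}$ and $\kappa_j=\kappa_{j-1}$.

\emph{The average.} It follows that $\mu=\frac1n\sum_j\mu_s^{(j)}=\frac1n\sum_{j<n}\sigma^j_*\mu_s^{(0)}$ is $\sigma$-invariant. Since $\sum_jW_j=\mathbb{R}^d$, the function $B\mapsto\max_j\|B|_{W_j}\|$ is a norm on $M_d(\mathbb{R})$, hence equivalent to the operator norm, and $\mu([w])\asymp\kappa_0^{-N}\sum_j\|A_w|_{W_j}\|^s\asymp\kappa_0^{-N}\|A_w\|^s$ for $|w|=nN$. Lemma~\ref{lem:gibbs} with $l=n$ gives $\mu=\mu_s$ and $\kappa_0^{1/n}=e^{P(\mathsf{A},s)}$.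
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Take $n$ and $\mathsf{B}=\mathsf{B}^{(0)}$ from Proposition~\ref{prop:cyclic}; they do not depend on $s$. Let $s_k\to s_0>0$. By Lemma~\ref{lem:ti} the $n$-block process of $\mu_{s_0}^{(0)}$ is totally ergodic, so Corollary~\ref{cor:te}, applied on the block alphabet to $(\mathsf{B},s_k)\to(\mathsf{B},s_0)$, gives $\overline{d}_n(\mu_{s_k}^{(0)},\mu_{s_0}^{(0)})\to0$. Since $\mu_s=\frac1n\sum_{j<n}\sigma^j_*\mu_s^{(0)}$ for every $s$, Lemma~\ref{lem:blocks} gives $\overline{d}(\mu_{s_k},\mu_{s_0})\to0$.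
\end{proof}

\section{Varying the matrices: proof of Theorem~\ref{thm:B}}\label{sec:joint}

By Lemma~\ref{lem:closed}, a measure that is not totally ergodic is at positive $\overline{d}$-distance from all totally ergodic ones. To obtain a discontinuity we need totally ergodic equilibrium states near every tuple.

\begin{lemma}\label{lem:dense}
For $d\ge2$ the totally irreducible tuples are dense in $M_d(\mathbb{R})^M$.
\end{lemma}

\begin{proof}
Let $A_1^*=\operatorname{diag}(1,\dots,d)$ and let $A_2^*$ be the matrix with all entries $1$. The matrix unit $E_{ii}$ is $\pi_i(A_1^*)$, where $\pi_i(t)=\frac ti\prod_{j\ne i}\frac{t-j}{i-j}$ has no constant term, and $E_{ii}A_2^*E_{jj}=E_{ij}$. So the products of $A_1^*,A_2^*$ span $M_d(\mathbb{R})$, and we fix $d^2$ words in the letters $1,2$ whose products form a basis. Consider the tuples $\mathsf{A}$ such that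
\begin{enumerate}
\item[(i)] $\det A_1\ne0$, and for every $k\ge1$ the characteristic polynomial of $A_1^k$ has nonzero discriminant;
\item[(ii)] the products $A_w$ over the $d^2$ fixed words are linearly independent.
\end{enumerate}
Each of these countably many conditions is the nonvanishing of a polynomial in the entries, and the polynomial is nonzero at any tuple beginning with $A_1^*,A_2^*$, since $1^k,\dots,d^k$ are distinct. The zero set of a nonzero polynomial is Lebesgue null, so these tuples have full measure and are dense.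

Let $\mathsf{A}$ satisfy (i) and (ii), let $k\ge1$, and let $V$ be invariant under all $A_w$ with $|w|=k$. The matrix $A_1^k$ has $d$ distinct complex eigenvalues and $A_1$ commutes with it, so $A_1$ is a complex polynomial in $A_1^k$, and taking real parts of the coefficients, a real one. Hence $A_1V\subseteq V$, and $A_1V=V$ because $A_1$ is invertible. Then $A_2V=A_2A_1^{k-1}V\subseteq V$, as $A_2A_1^{k-1}$ is a product of length $k$. By (ii), $V$ is invariant under all of $M_d(\mathbb{R})$, so $V$ is $\{0\}$ or $\mathbb{R}^d$.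
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
If $\mu_{\mathsf{A}_0,s_0}$ is totally ergodic, continuity at $(\mathsf{A}_0,s_0)$ is Corollary~\ref{cor:te}. Suppose it is not. Then $d\ge2$: for $d=1$, if $a_i\ne0$ then $a_i^q\ne0$, so an irreducible tuple is totally irreducible and Lemma~\ref{lem:ti} applies. By Lemma~\ref{lem:dense} there are totally irreducible $\mathsf{A}_k\to\mathsf{A}_0$. The measures $\mu_{\mathsf{A}_k,s_0}$ are totally ergodic by Lemma~\ref{lem:ti}, and Lemma~\ref{lem:closed} gives $\overline{d}(\mu_{\mathsf{A}_k,s_0},\mu_{\mathsf{A}_0,s_0})\ge\delta>0$. So the map is discontinuous at $(\mathsf{A}_0,s_0)$, already with $s=s_0$ fixed.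

For the last assertion use Proposition~\ref{prop:cyclic}. First, $\mu_s$ is totally ergodic if and only if all $\mu_s^{(j)}$ coincide. If $\mu_s$ is $\sigma^n$-ergodic, it is extremal among $\sigma^n$-invariant measures, so $\mu_s^{(j)}=\mu_s$ for all $j$. Conversely, if the $\mu_s^{(j)}$ coincide, then $\mu_s=\mu_s^{(0)}$ is $\sigma^{nq}$-ergodic for every $q$ by Lemma~\ref{lem:ti}, hence $\sigma^q$-ergodic, since a $\sigma^q$-invariant set is $\sigma^{nq}$-invariant. Second, with the common value $\kappa_0=e^{nP(\mathsf{A},s)}$ we have $\mu_s^{(j)}([w])\asymp\kappa_0^{-N}\|A_w|_{W_j}\|^s$ for $|w|=nN$. So $\mu_s^{(i)}=\mu_s^{(j)}$ implies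
\[
\|A_w|_{W_i}\|\asymp\|A_w|_{W_j}\|\qquad(|w|\in n\mathbb{N}),
\]
and conversely this relation makes $\mu_s^{(j)}$ satisfy the hypothesis of Lemma~\ref{lem:gibbs} for $\mathsf{B}^{(i)}$, so that $\mu_s^{(j)}=\mu_s^{(i)}$. The relation does not involve $s$.
\end{proof}

The tuples of Example~\ref{ex:anti} are points of discontinuity for every $s$.

\section{Analyticity and the Lipschitz bound: proof of Theorem~\ref{thm:C}}\label{sec:quant}

The mechanism is as follows. The Gibbs bounds show that the relative entropy per letter of $\mu_t$ with respect to $\mu_s$ is the Taylor remainder $P(s)-P(t)-(s-t)P'(t)$, which is $O(|s-t|^2)$ once $P$ is smooth. If $\sum_k\varphi_s(k)<\infty$, a transport inequality bounds $\overline{d}$ by a multiple of the square root of that quantity. Both the smoothness of $P$ and the summability of $\varphi_s$ come from a spectral gap for the operator in \eqref{eq:eigenfunction} on H\"older functions of the direction. A gap on H\"older functions is obtained from contraction of directions,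 which an irreducible tuple need not have: if $A_i=a_iO_i$ with $O_i$ orthogonal, directions are moved isometrically. In that case $\|A_w\|^d=|\det A_w|$, so by Lemma~\ref{lem:gibbs} the one-dimensional tuple $(\det A_i)$ with parameter $s/d$ has the same equilibrium state. The first subsection shows that a suitable exterior power always helps in this way.

\subsection{Reduction to contracting tuples}

Let $\alpha_1(B)\ge\alpha_2(B)\ge\cdots$ be the singular values of $B$. The space $\wedge^q\mathbb{R}^d$ carries the inner product for which the vectors $e_{i_1}\wedge\cdots\wedge e_{i_q}$, $i_1<\dots<i_q$, are orthonormal. Then $\wedge^q(BB')=\wedge^qB\,\wedge^qB'$, the singular values of $\wedge^qB$ are the products $\alpha_{i_1}\cdots\alpha_{i_q}$, $i_1<\dots<i_q$, so that $\|\wedge^qB\|=\alpha_1\cdots\alpha_q\le\|B\|^q$, and $\|x\wedge y\|=|x||y||\sin\angle(x,y)|$. A \emph{compression} of $B$ is a map $\pi B\iota$, with $\iota$ the inclusion of a subspace and $\pi$ the orthogonal projection onto it; by multiplicativity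 $\|\pi B\iota\|\le\|B\|$ and $\|\wedge^2(\pi B\iota)\|\le\|\wedge^2B\|$. For $B\ne0$ put
\[
\chi(B)=\|\wedge^2B\|/\|B\|^2=\alpha_2(B)/\alpha_1(B)\in[0,1],
\]
with $\chi=0$ in dimension one. An irreducible tuple $\mathsf{A}$ is \emph{contracting} if for every $s>0$, $\chi(A_{x_1\cdots x_N})\to0$ in $\mu_s$-probability as $N\to\infty$; by \eqref{eq:gibbs} the products are nonzero almost surely. We write $\wedge^q\mathsf{A}=(\wedge^qA_i)_i$.

The next lemma upgrades an equality of exponents for one measure to a bound for all words.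

\begin{lemma}\label{lem:wedge}
Let $\mathsf{A}$ be irreducible, $s>0$, $1\le q\le d$, and suppose $\Lambda(\wedge^q\mathsf{A},\mu_s)=q\Lambda(\mathsf{A},\mu_s)$. Then there are an irreducible tuple $\mathsf{C}=(C_1,\dots,C_M)$ on a subspace of $\wedge^q\mathbb{R}^d$ and $c'>0$ such that, for every word $w$, $C_w$ is a compression of $\wedge^qA_w$ and
\[
c'\|A_w\|^q\le\|C_w\|\le\|\wedge^qA_w\|\le\|A_w\|^q .
\]
\end{lemma}

\begin{proof}
Put $T_i=\wedge^qA_i$ and $t=s/q$. Choose a maximal chain $0=U_0\subsetneq U_1\subsetneq\cdots\subsetneq U_l=\wedge^q\mathbb{R}^d$ of subspaces invariant under all $T_i$. Let $E_a=U_a\cap U_{a-1}^\perp$ with orthogonal projection $\pi_a$, and let $T_i^{ab}=\pi_aT_i|_{E_b}$, which vanishes for $a>b$. For $|w|=N$,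
\begin{equation}\label{eq:paths}
\pi_aT_w|_{E_b}=\sum_{a=a_0\le a_1\le\cdots\le a_N=b}T_{w_1}^{a_0a_1}\cdots T_{w_N}^{a_{N-1}a_N}.
\end{equation}
Let $C_i^{(a)}=T_i^{aa}$. For $a=b$ only the constant path occurs in \eqref{eq:paths}, so $C_w^{(a)}=\pi_aT_w|_{E_a}$ is a compression of $T_w$. If $V\subseteq E_a$ is invariant under all $C_i^{(a)}$, then $U_{a-1}+V$ is invariant under all $T_i$, so $V=0$ or $V=E_a$ by maximality. Hence each $\mathsf{C}^{(a)}$ is irreducible or is the zero tuple in dimension one.

A path has at most $l-1$ steps with $a_{k-1}<a_k$. If all $\mathsf{C}^{(a)}$ were zero, then $T_w=0$ for $|w|\ge l$ and $\Lambda(\wedge^q\mathsf{A},\mu_s)=-\infty$, whereas $q\Lambda(\mathsf{A},\mu_s)$ is finite. So we can let $P_{\max}$ be the largest of the numbers $P(\mathsf{C}^{(a)},t)$ over irreducible $\mathsf{C}^{(a)}$. By \eqref{eq:gibbs} there is $K'\ge1$ with $\sum_{|u|=k}\|C_u^{(a)}\|^t\le K'e^{kP_{\max}}$ for all $a$ and all $k\ge1$; for zero tuples the sum vanishes. Fix a path. Its non-jumping steps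 form at most $l$ runs, of total length between $N-l+1$ and $N$, and with $K=\max(1,\max_i\|T_i\|)$ its term in \eqref{eq:paths} has norm at most $K^l\prod\|C_u^{(a)}\|$, the product taken over the runs, where $u$ is the subword of $w$ read along the run. When we sum the $t$-th power over $w$, the sum factorizes over the jumps and the runs and is at most $(MK^tK')^le^{NP_{\max}+l|P_{\max}|}$. There are at most $(N+2)^l$ paths, since a path is determined by how often it takes each value, and the $t$-th power of a sum of $R$ nonnegative terms is at most $R^t$ times the sum of their $t$-th powers. Therefore $\limsup_N\frac1N\log\sum_{|w|=N}\|T_w\|^t\le P_{\max}$, and \eqref{eq:var} for the tuple $(T_i)$ gives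
\[
P(\mathsf{A},s)=h(\mu_s)+s\Lambda(\mathsf{A},\mu_s)=h(\mu_s)+t\Lambda(\wedge^q\mathsf{A},\mu_s)\le P_{\max}.
\]
Let $\mathsf{C}$ attain $P_{\max}$ and let $\nu=\mu_{\mathsf{C},t}$. Since $\|C_w\|\le\|A_w\|^q$,
\[
P(\mathsf{A},s)\le P(\mathsf{C},t)=h(\nu)+t\Lambda(\mathsf{C},\nu)\le h(\nu)+s\Lambda(\mathsf{A},\nu)\le P(\mathsf{A},s).
\]
So $P(\mathsf{C},t)=P(\mathsf{A},s)$ and $\nu=\mu_s$ by Theorem~\ref{thm:unique}. The bounds \eqref{eq:gibbs} for $(\mathsf{C},t)$ and $(\mathsf{A},s)$ describe the same measure with the same $\kappa$, so $\|C_w\|^t\asymp\|A_w\|^s$.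
\end{proof}

\begin{proposition}\label{prop:reduce}
Let $\mathsf{A}$ be irreducible. There are integers $r,n\ge1$ and a totally irreducible, contracting tuple $\mathsf{B}$ indexed by the words of length $n$ such that for all $s,t>0$
\[
P(\mathsf{A},s)=\tfrac1nP(\mathsf{B},s/r),\qquad\overline{d}(\mu_{\mathsf{A},s},\mu_{\mathsf{A},t})\le\overline{d}_n(\mu_{\mathsf{B},s/r},\mu_{\mathsf{B},t/r}).
\]
\end{proposition}

\begin{proof}
\emph{The tuple $\mathsf{C}$.} Let $r$ be the largest integer in $\{1,\dots,d\}$ for which there is $c_r>0$ with $\|\wedge^rA_w\|\ge c_r\|A_w\|^r$ for all $w$; the value $1$ qualifies. Then $\Lambda(\wedge^r\mathsf{A},\mu_1)=r\Lambda(\mathsf{A},\mu_1)$, and Lemma~\ref{lem:wedge} with $q=r$ and $s=1$ gives an irreducible $\mathsf{C}$ with $\|C_w\|\asymp\|A_w\|^r$. By \eqref{eq:gibbs} and Lemma~\ref{lem:gibbs}, $\mu_{\mathsf{A},s}=\mu_{\mathsf{C},s/r}$ and $P(\mathsf{A},s)=P(\mathsf{C},s/r)$ for all $s>0$.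

\emph{$\mathsf{C}$ is contracting.} If $r=d$, then $\mathsf{C}$ is one-dimensional. Let $r<d$ and $s>0$. We always have $\Lambda(\wedge^{r+1}\mathsf{A},\mu_s)\le(r+1)\Lambda(\mathsf{A},\mu_s)$, and equality would contradict the maximality of $r$ by Lemma~\ref{lem:wedge} with $q=r+1$. So the inequality is strict, and its right side is finite. Kingman's subadditive ergodic theorem states that for ergodic $\nu$ and any tuple $\mathsf{T}$, $\frac1N\log\|T_{x_1\cdots x_N}\|\to\Lambda(\mathsf{T},\nu)$ almost everywhere. Hence, for $\mu_s$-almost every $x$ and $w=x_1\cdots x_N$,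
\[
c_r\,\frac{\alpha_{r+1}(A_w)}{\alpha_1(A_w)}\le\frac{\|\wedge^rA_w\|}{\|A_w\|^r}\cdot\frac{\alpha_{r+1}(A_w)}{\alpha_1(A_w)}=\frac{\|\wedge^{r+1}A_w\|}{\|A_w\|^{r+1}}\longrightarrow0 .
\]
The two largest singular values of $\wedge^rA_w$ are $\alpha_1\cdots\alpha_r$ and $\alpha_1\cdots\alpha_{r-1}\alpha_{r+1}$, so $\|\wedge^2C_w\|\le\|\wedge^2(\wedge^rA_w)\|\le\alpha_1^{2r-1}\alpha_{r+1}$, while $\|C_w\|^2\ge c'^2\alpha_1^{2r}$. Thus $\chi(C_w)\le c'^{-2}\alpha_{r+1}(A_w)/\alpha_1(A_w)\to0$ almost everywhere for $\mu_{\mathsf{A},s}=\mu_{\mathsf{C},s/r}$.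

\emph{The tuple $\mathsf{B}$.} Apply Proposition~\ref{prop:cyclic} to $\mathsf{C}$, obtaining $n$, $W_0$ and the totally irreducible tuple $\mathsf{B}=(C_w|_{W_0})_{|w|=n}$. The formula for the pressure and, by Lemma~\ref{lem:blocks}, the inequality for $\overline{d}$ follow. To see that $\mathsf{B}$ is contracting, fix $t>0$, let $m=\mu_{\mathsf{B},t}\le n\mu_{\mathsf{C},t}$ and $\kappa=e^{P(\mathsf{C},t)}$, and write $B_w=C_w|_{W_0}$ for $|w|=k\in n\mathbb{N}$. By \eqref{eq:gibbs} for $\mathsf{B}$ and for $\mathsf{C}$,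
\[
m\{\|B_w\|\le\varepsilon\|C_w\|\}\le K\kappa^{-k}\sum_{|w|=k}\varepsilon^t\|C_w\|^t\le K'\varepsilon^t
\]
with $K,K'$ independent of $k$ and $\varepsilon$. Off this set $\chi(B_w)\le\varepsilon^{-2}\chi(C_w)$, because $B_w$ is a compression of $C_w$, and $\chi(C_w)\to0$ in $m$-probability because $m\le n\mu_{\mathsf{C},t}$. As $\varepsilon$ is arbitrary, $\chi(B_w)\to0$ in $m$-probability.
\end{proof}

By Proposition~\ref{prop:reduce} it suffices to prove Theorem~\ref{thm:C} for totally irreducible contracting tuples, and by Example~\ref{ex:scalar} we may assume $d\ge2$. \emph{From now on $\mathsf{A}$ is totally irreducible and contracting, $d\geq2$, and $P(s)=P(\mathsf{A},s)$.} For each $s$ we fix an eigenpair and write $\kappa(s)=e^{P(s)}$, $c(s)$, $v_s$, $Q_x$, $\varphi_s$ as in Section~\ref{sec:future}. By Lemma~\ref{lem:ti} and Proposition~\ref{prop:mixing}, $\varphi_s(N)\to0$ for each $s$.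

\subsection{A spectral gap}

Fix $s_0>0$ and $\beta=\min(s_0,1)/4$. On $S$ let $\mathrm{d}(x,x')=\min(|x-x'|,|x+x'|)\le\sqrt2$. If $\vartheta\in[0,\pi/2]$ is the angle between the lines through $x$ and $x'$, then $\mathrm{d}(x,x')=2\sin(\vartheta/2)=\sin\vartheta/\cos(\vartheta/2)\le\sqrt2\sin\vartheta$. Let $C^\beta$ be the Banach space of even functions $f:S\to\mathbb{C}$ with
\[
|f|_\beta=\sup_{x'\ne\pm x}\frac{|f(x)-f(x')|}{\mathrm{d}(x,x')^\beta}<\infty,\qquad\|f\|_\beta=\|f\|_\infty+|f|_\beta,
\]
and let $\operatorname{osc}(f)=\sup_{x,x'}|f(x)-f(x')|\le2|f|_\beta$. In this subsection $s=s_0$, and $\kappa,c,v,Q_x,\varphi$ and $m=\mu_{s_0}$ refer to $s_0$. Under $Q_x$ the direction $x\cdot y_1\cdots y_N$ is a Markov chain, by Lemma~\ref{lem:Q}(c). Its transition operator and the powers are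
\[
\mathcal{Q}f(x)=\sum_iQ_x([i])f(x\cdot i),\qquad\mathcal{Q}^Nf(x)=\sum_{|w|=N}Q_x([w])f(x\cdot w),
\]
terms with $A_w^Tx=0$ having weight $0$. By \eqref{eq:jointcont}, $\mathcal{Q}$ preserves even continuous functions. Since $\mathcal{Q}f(x)$ is an average of values of $f$, we have $\mathcal{Q}1=1$, $\|\mathcal{Q}f\|_\infty\le\|f\|_\infty$ and $\operatorname{osc}(\mathcal{Q}f)\le\operatorname{osc}(f)$.

The gap comes from two estimates. Contraction damps the H\"older seminorm up to a term in $\operatorname{osc}(f)$, and the decay of $\varphi$ damps the oscillation.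

\begin{lemma}[Doeblin--Fortet inequality]\label{lem:DF}
Let $r_N=\int\chi(A_{y_1\cdots y_N})^\beta\,dm(y)$. Then $r_N\le1$, $r_N\to0$, and there are constants $K_0,K_0'$ such that for all $f\in C^\beta$ and $N\ge1$
\begin{equation}\label{eq:DF}
|\mathcal{Q}^Nf|_\beta\le K_0\operatorname{osc}(f)+K_0'\,r_N|f|_\beta .
\end{equation}
\end{lemma}

\begin{proof}
$r_N\to0$ because $\chi\le1$ tends to $0$ in $m$-probability. Let $x,x'\in S$; by evenness we may assume $\delta=|x-x'|=\mathrm{d}(x,x')$. Read $f(x\cdot w)$ as $0$ if $A_w^Tx=0$, and $f(x'\cdot w)$ as $0$ if $A_w^Tx'=0$. Then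
\[
\mathcal{Q}^Nf(x)-\mathcal{Q}^Nf(x')=\sum_wQ_x([w])\bigl(f(x\cdot w)-f(x'\cdot w)\bigr)+\sum_w\bigl(Q_x([w])-Q_{x'}([w])\bigr)f(x'\cdot w).
\]
By \eqref{eq:Qhold} the second sum is at most $2\max(1,s_0)c^{-2}\|f\|_\infty\delta^{\min(1,s_0)}$ in modulus. In the first sum only words with $A_w^Tx\neq0$ count, and we split them into two classes.

If $|A_w^Tx'|<\frac12|A_w^Tx|$, then $\frac12|A_w^Tx|\le|A_w^T(x-x')|\le\|A_w\|\delta$, so by Lemma~\ref{lem:Q}(a) these words have total $Q_x$-mass at most $c^{-2}(2\delta)^{s_0}$ and contribute at most $2\|f\|_\infty c^{-2}(2\delta)^{s_0}$.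

If $|A_w^Tx'|\ge\frac12|A_w^Tx|$, use $\|x\wedge x'\|=\|x\wedge(x'-x)\|\le\delta$:
\[
\mathrm{d}(x\cdot w,x'\cdot w)\le\sqrt2\,\frac{\|A_w^Tx\wedge A_w^Tx'\|}{|A_w^Tx|\,|A_w^Tx'|}\le2\sqrt2\,\frac{\|\wedge^2A_w\|\,\delta}{|A_w^Tx|^2}=2\sqrt2\,\delta\,\chi(A_w)\Bigl(\frac{|A_w^Tx|}{\|A_w\|}\Bigr)^{-2}.
\]
The last factor can be large, but the weight compensates for it. By Lemma~\ref{lem:Q}(a) and $2\beta\le s_0$, these words contribute at most
\[
c^{-2}|f|_\beta(2\sqrt2\,\delta)^\beta\sum_wm([w])\,\chi(A_w)^\beta\Bigl(\frac{|A_w^Tx|}{\|A_w\|}\Bigr)^{s_0-2\beta}\le3c^{-2}\,r_N|f|_\beta\,\delta^\beta .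
\]
Since $\delta\le\sqrt2$ and $\beta\le\min(1,s_0)$, the powers $\delta^{\min(1,s_0)}$ and $\delta^{s_0}$ are at most constant multiples of $\delta^\beta$. So $|\mathcal{Q}^Nf|_\beta\le K_0\|f\|_\infty+K_0'r_N|f|_\beta$. Apply this to $f-f(x_0)$ for a point $x_0\in S$ and use $\mathcal{Q}1=1$.
\end{proof}

In particular $\mathcal{Q}$ is bounded on $C^\beta$, and $|\mathcal{Q}^Nf|_\beta\le K_0''|f|_\beta$ for all $N$, with $K_0''=2K_0+K_0'$.

\begin{lemma}\label{lem:osc}
For every even continuous $f$, $\operatorname{osc}(\mathcal{Q}^Nf)\to0$.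
\end{lemma}

\begin{proof}
The point is that for long $w$ the direction $x\cdot w$ is essentially a function of the word alone, so that a statement about the chain of directions becomes a statement about the letters. For $A_w\ne0$ choose unit vectors $a_w,b_w$ with $A_w^Ta_w=\|A_w\|b_w$. By the singular value decomposition, $A_w^T$ maps $a_w^\perp$ into $b_w^\perp$ with norm $\alpha_2(A_w)$, so for $x\in S$
\[
A_w^Tx=\|A_w\|\langle x,a_w\rangle b_w+R,\qquad R\perp b_w,\qquad|R|\le\alpha_2(A_w).
\]
Let $0<\varepsilon<1$. If $|A_w^Tx|\ge\varepsilon\|A_w\|$ and $\chi(A_w)\le\varepsilon^2$, the sine of the angle between $A_w^Tx$ and $b_w$ is $|R|/|A_w^Tx|\le\varepsilon$, so $\mathrm{d}(x\cdot w,b_w)\le\sqrt2\varepsilon$. By Lemma~\ref{lem:Q}(a), among words of length $l$ the first condition fails with $Q_x$-probability at most $c^{-2}\varepsilon^{s_0}$, and the second with $Q_x$-probability at most $c^{-2}m\{\chi(A_{y_1\cdots y_l})>\varepsilon^2\}$, which tends to $0$ as $l\to\infty$. Let $F_l(y)=f(b_{y_1\cdots y_l})$,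 and $F_l(y)=0$ if the product vanishes. With $\omega$ the modulus of continuity of $f$ for $\mathrm{d}$,
\[
e_l:=\sup_{x\in S}\Bigl|\mathcal{Q}^lf(x)-\int F_l\,dQ_x\Bigr|\le\omega(\sqrt2\varepsilon)+2\|f\|_\infty c^{-2}\bigl(\varepsilon^{s_0}+m\{\chi(A_{y_1\cdots y_l})>\varepsilon^2\}\bigr).
\]
Letting $l\to\infty$ and then $\varepsilon\to0$ gives $e_l\to0$. By Lemma~\ref{lem:Q}(c), $\sum_{|w|=N}Q_x([w])\int F_l\,dQ_{x\cdot w}=\int F_l\circ\sigma^N\,dQ_x$, so $|\mathcal{Q}^{N+l}f(x)-\int F_l\circ\sigma^N\,dQ_x|\le e_l$, and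
\[
\operatorname{osc}(\mathcal{Q}^{N+l}f)\le2e_l+2\|f\|_\infty\varphi(N).
\]
Let $N\to\infty$ and then $l\to\infty$.
\end{proof}

For complex $s$ with $\operatorname{Re}s>0$ define the transfer operator
\[
\mathcal{L}_sf(x)=\sum_i|A_i^Tx|^sf(x\cdot i),
\]
terms with $A_i^Tx=0$ being $0$. Unlike $\mathcal{Q}$, it depends on $s$ explicitly, with no eigenmeasure involved.

\begin{proposition}\label{prop:gap}
The operator $\mathcal{L}_{s_0}$ is bounded on $C^\beta$. Its spectrum consists of $\kappa(s_0)$, whose spectral projection has rank one and range $\mathbb{C}v$, and a subset of a disc about $0$ of radius less than $\kappa(s_0)$.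
\end{proposition}

\begin{proof}
Fix $x_0\in S$ and let $\mathcal{F}=\{f\in C^\beta:|f|_\beta\le1,\ f(x_0)=0\}$, which is relatively compact in the supremum norm by the Arzel\`a--Ascoli theorem. The functions $f\mapsto\operatorname{osc}(\mathcal{Q}^kf)$ are $2$-Lipschitz for that norm and tend to $0$ pointwise by Lemma~\ref{lem:osc}; a finite net shows $\omega_k:=\sup_{\mathcal{F}}\operatorname{osc}(\mathcal{Q}^kf)\to0$. Subtracting a constant and scaling, $\operatorname{osc}(\mathcal{Q}^kf)\le\omega_k|f|_\beta$ for all $f\in C^\beta$. By \eqref{eq:DF} applied to $\mathcal{Q}^kf$,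
\[
|\mathcal{Q}^{N+k}f|_\beta\le(K_0\omega_k+K_0'K_0''r_N)|f|_\beta\le\tfrac12|f|_\beta
\]
for suitable $N$ and $k$. On the quotient $C^\beta/\mathbb{C}1$ the quotient norm lies between $|f|_\beta$ and $3|f|_\beta$, so the induced operator $\bar{\mathcal{Q}}$ has spectral radius $\bar r<1$.

Let $|z|>\bar r$ and $z\ne1$. Given $g\in C^\beta$, solve the equation in the quotient to find $f_0$ with $(z-\mathcal{Q})f_0=g+a$ for a constant $a$; then $f=f_0-a/(z-1)$ solves $(z-\mathcal{Q})f=g$. If $(z-\mathcal{Q})f=0$, then $f$ is constant and $(z-1)f=0$. So $z$ is not in the spectrum. Recall that the spectral projection of the isolated point $1$ is $\Pi=\frac1{2\pi i}\oint(z-\mathcal{Q})^{-1}dz$ over a small circle about $1$. It induces on the quotient the same integral for $\bar{\mathcal{Q}}$, which vanishes because $(z-\bar{\mathcal{Q}})^{-1}$ is holomorphic inside the circle. Hence the range of $\Pi$ lies in $\mathbb{C}1$, and $\Pi1=1$.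

By \eqref{eq:vhold} with $n=0$, $v\in C^\beta$, and $1/v\in C^\beta$ because $v\ge c$. Products of functions in $C^\beta$ satisfy $\|fg\|_\beta\le\|f\|_\beta\|g\|_\beta$, so multiplication by $v$ is an isomorphism of $C^\beta$. By homogeneity, $\mathcal{L}_{s_0}(vf)(x)=\sum_iv(A_i^Tx)f(x\cdot i)=\kappa v(x)\mathcal{Q}f(x)$. So $\mathcal{L}_{s_0}$ is conjugate to $\kappa\mathcal{Q}$.
\end{proof}

\subsection{Analytic perturbation}

\begin{lemma}\label{lem:holo}
On the disc $|s-s_0|<s_0/2$ the operators $\mathcal{L}_s$ are uniformly bounded on $C^\beta$, and $\mathcal{L}_s$ is the sum of a power series in $s-s_0$ that converges in operator norm.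
\end{lemma}

\begin{proof}
Let $\xi=\operatorname{Re}s\in(s_0/2,3s_0/2)$, so $\beta\le\min(1,\xi)$, and let $R=\max(1,\max_i\|A_i\|)$. For $f\in C^\beta$ put $G(z)=|z|^sf(z/|z|)$ and $G(0)=0$, so that $\mathcal{L}_sf(x)=\sum_iG(A_i^Tx)$ and $G$ is even. Let $|z'|\le|z|\le R$ and $z\neq0$. Then
\[
|G(z)-G(z')|\le\bigl||z|^s-|z'|^s\bigr|\,\|f\|_\infty+|z'|^\xi\,\bigl|f(z/|z|)-f(z'/|z'|)\bigr|,
\]
the last term being absent if $z'=0$. For the first term, $|a^s-b^s|=|\int_b^as\tau^{s-1}d\tau|\le\frac{|s|}{\xi}(a^\xi-b^\xi)$ for $0\le b\le a$, where $|s|/\xi\le3$, and \eqref{eq:power} applied to $a/R$, $b/R$ gives $a^\xi-b^\xi\le R^\xi\max(1,\xi)(a-b)^\beta$ for $a\le R$. For the second term,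
\[
\Bigl|\frac z{|z|}-\frac{z'}{|z'|}\Bigr|\le\frac{\bigl||z'|-|z|\bigr|}{|z'|}+\frac{|z-z'|}{|z'|}\le\frac{2|z-z'|}{|z'|},
\]
so it is at most $2|f|_\beta|z'|^{\xi-\beta}|z-z'|^\beta\le2R^\xi|f|_\beta|z-z'|^\beta$. With $z,z'$ equal to $A_i^Tx,A_i^Tx'$ in some order and $|x-x'|=\mathrm{d}(x,x')$, we obtain $\|\mathcal{L}_s\|\le K$ on the disc.

For $\|f\|_\beta\le1$ the scalar functions $s\mapsto\mathcal{L}_sf(x)$ and $s\mapsto(\mathcal{L}_sf(x)-\mathcal{L}_sf(x'))/\mathrm{d}(x,x')^\beta$ are holomorphic and bounded by $K$ on the disc. Let $\mathcal{L}^{(k)}f(x)$ be the $k$-th Taylor coefficient of the first at $s_0$. Cauchy's estimates for both functions give $\|\mathcal{L}^{(k)}f\|_\beta\le2K(s_0/2)^{-k}$, so $\sum_k(s-s_0)^k\mathcal{L}^{(k)}$ converges in operator norm on the disc, and its sum is $\mathcal{L}_s$.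
\end{proof}

\begin{proposition}\label{prop:uniform}
There are a compact interval $J\subset(0,\infty)$ with $s_0$ in its interior and constants $K_1$ and $\theta<1$ such that $P$ is real-analytic on a neighborhood of $J$ and $\varphi_s(N)\le K_1\theta^N$ for all $N\ge0$ and $s\in J$.
\end{proposition}

\begin{proof}
Let $\kappa_0=\kappa(s_0)$. By Proposition~\ref{prop:gap} choose $\theta'<1$ such that the spectrum of $\mathcal{L}_{s_0}$ other than $\kappa_0$ lies inside the circle $\Gamma_0=\{|z|=\theta'\kappa_0\}$, and a circle $\Gamma$ about $\kappa_0$ of radius less than $(1-\theta')\kappa_0$. The resolvent of $\mathcal{L}_{s_0}$ is bounded on the compact set of $z$ with $|z|\le K+1$ that are not strictly inside $\Gamma_0$ or $\Gamma$. By the Neumann series and Lemma~\ref{lem:holo}, for complex $s$ near $s_0$ the resolvent $(z-\mathcal{L}_s)^{-1}$ exists on this set, is uniformly bounded there and is holomorphic in $s$; and it exists for $|z|>K$. So the spectrum of $\mathcal{L}_s$ lies inside the two circles,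 and
\[
\Pi_s=\frac1{2\pi i}\oint_\Gamma(z-\mathcal{L}_s)^{-1}dz
\]
is a holomorphic family of projections commuting with $\mathcal{L}_s$. Projections at distance less than $1$ have the same rank, so $\Pi_s$ has rank one near $s_0$. Hence $\mathcal{L}_s\Pi_s=\tilde\kappa(s)\Pi_s$ for a scalar $\tilde\kappa(s)=(\mathcal{L}_s\Pi_sv_{s_0})(x_0)/(\Pi_sv_{s_0})(x_0)$, which is holomorphic near $s_0$ because the denominator equals $v_{s_0}(x_0)>0$ at $s_0$. With $\mathcal{R}_s=\mathcal{L}_s(1-\Pi_s)$, the holomorphic functional calculus gives for $N\ge1$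
\begin{equation}\label{eq:split}
\mathcal{L}_s^N=\tilde\kappa(s)^N\Pi_s+\mathcal{R}_s^N,\qquad\mathcal{R}_s^N=\frac1{2\pi i}\oint_{\Gamma_0}z^N(z-\mathcal{L}_s)^{-1}dz .
\end{equation}
Fix $\theta\in(\theta',1)$. For $s$ near $s_0$ we have $\theta'\kappa_0\le\theta|\tilde\kappa(s)|$, so $\|\mathcal{R}_s^N\|\le K_2(\theta|\tilde\kappa(s)|)^N$ with $K_2$ independent of $s$ and $N$.

\emph{Analyticity.} For real $s$ near $s_0$, $v_s\in C^\beta$ by \eqref{eq:vhold}, $\mathcal{L}_sv_s=\kappa(s)v_s$ by \eqref{eq:eigenfunction}, and $\kappa(s)$ lies inside $\Gamma$ because $P$ is continuous (Lemma~\ref{lem:soft}(a)). Then $(z-\mathcal{L}_s)^{-1}v_s=(z-\kappa(s))^{-1}v_s$, so $\Pi_sv_s=v_s$, the range of $\Pi_s$ is $\mathbb{C}v_s$, and $\tilde\kappa(s)=\kappa(s)=e^{P(s)}$. Thus $P=\log\tilde\kappa$ is real-analytic near $s_0$.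

\emph{Exponential decay.} Let $J$ be a compact interval about $s_0$ on a neighborhood of which all of the above holds. By Lemma~\ref{lem:soft}(b) and compactness, $c_J=\inf_{s\in J}c(s)>0$. Let $s\in J$, let $E$ be a union of cylinders of length $k$, and put
\[
g(x)=v_s(x)Q_x(E)=\kappa(s)^{-k}\sum_{|w|=k,\ [w]\subseteq E}v_s(A_w^Tx).
\]
Then $0\le g\le1$, and by \eqref{eq:vhold} $|g|_\beta$ is bounded in terms of $J$ and $c_J$. So $\|g\|_\beta\le K_3$ uniformly in $k$, $E$ and $s\in J$. By Lemma~\ref{lem:Q}(c), homogeneity of $v_s$ and \eqref{eq:split}, for $N\ge1$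
\[
Q_x(\sigma^{-N}E)=\sum_{|u|=N}Q_x([u])Q_{x\cdot u}(E)=\frac{\mathcal{L}_s^Ng(x)}{\kappa(s)^Nv_s(x)}=\frac{\Pi_sg(x)}{v_s(x)}+\frac{\mathcal{R}_s^Ng(x)}{\kappa(s)^Nv_s(x)} .
\]
The first term does not depend on $x$, since $\Pi_sg\in\mathbb{C}v_s$, and the second is at most $c_J^{-1}K_2K_3\theta^N$ in modulus. Unions of cylinders suffice to compute total variation, so $\varphi_s(N)\le2c_J^{-1}K_2K_3\theta^N$ for $N\ge1$; and $\varphi_s(0)\le1$.
\end{proof}

\subsection{A transport inequality}

The function $\varphi_s$ bounds the total variation between the \emph{tails} of two conditional laws. To convert these bounds into a bound on $W_N$ we need one coupling that is maximal for all tails at once; it is built from the right end of the word.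

\begin{lemma}\label{lem:tails}
Let $p,p'$ be laws of words of length $N$, and let $p^j,p'^j$ be the laws of the coordinates $j,\dots,N$. Then $W_N(p,p')\le\sum_{j=1}^N\operatorname{TV}(p^j,p'^j)$.
\end{lemma}

\begin{proof}
Let $r^j=\min(p^j,p'^j)$ pointwise, and let $p^{N+1}=p'^{N+1}=r^{N+1}$ give mass $1$ to the empty word. Since $\sum_ap^j(az)=p^{j+1}(z)$ and the same holds for $p'$, we have $\sum_ar^j(az)\le r^{j+1}(z)$. Generate $(X_j,Y_j)$ for $j=N,N-1,\dots,1$, starting in the state ``coupled''. At step $j$, if the pair is coupled with common suffix $z$, then with probability $r^j(az)/r^{j+1}(z)$ put $X_j=Y_j=a$ and stay coupled; with the remaining probability become decoupled. If the pair is decoupled, newly or from before, with suffixes $z$ and $z'$, choose $X_j=a$ with probability proportional to $p^j(az)-r^j(az)$ and independently $Y_j=a$ with probability proportional to $p'^j(az')-r^j(az')$.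

We claim that after step $j$, for every word $z$ on the coordinates $j,\dots,N$, the probability of being coupled with suffix $z$ is $r^j(z)$, and the probability of being decoupled with $X$-suffix $z$ is $p^j(z)-r^j(z)$; likewise for $Y$ with $p'$. This holds for $j=N+1$. Assume it for $j+1$. The coupled case is $r^{j+1}(z)\cdot r^j(az)/r^{j+1}(z)$. The probability that at step $j$ the decoupled rule is applied with $X$-suffix $z$ is
\[
\bigl(p^{j+1}(z)-r^{j+1}(z)\bigr)+\Bigl(r^{j+1}(z)-\sum_ar^j(az)\Bigr)=\sum_a\bigl(p^j(az)-r^j(az)\bigr).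
\]
This is the normalizing constant of the rule, so the rule is defined whenever it is applied, and it distributes this mass as claimed. For $j=1$ the claim shows that $X$ has law $p$ and $Y$ has law $p'$. Finally $X_j\ne Y_j$ only if the pair is decoupled after step $j$, which has probability $1-\sum_zr^j(z)=\operatorname{TV}(p^j,p'^j)$.
\end{proof}

\begin{lemma}\label{lem:transport}
Let $s>0$, $m=\mu_s$ and $\Delta_s=1+\sum_{k\ge0}\varphi_s(k)$. If $\nu\in\mathcal{M}_\sigma$ and $\nu_N\ll m_N$ for all $N$, then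
\[
d_N(\nu_N,m_N)\le\Delta_s\sqrt{\tfrac1{2N}D(\nu_N\|m_N)} .
\]
\end{lemma}

\begin{proof}
We pass from $m_N$ to $\nu_N$ by changing the law of one letter at a time. For $0\le i\le N$ let $\lambda_i$ be the law of a word whose first $i$ letters $u$ have law $\nu_i$ and whose other letters have law $m_{N-i}(\cdot\,|\,u)$; this is defined because $\nu_i\ll m_i$, and $\lambda_0=m_N$, $\lambda_N=\nu_N$. Couple $\lambda_{i-1}$ and $\lambda_i$ as follows. Use the same first $i-1$ letters $u$, with law $\nu_{i-1}$. Draw the $i$-th letters $a,a'$ from a maximal coupling of $m_1(\cdot\,|\,u)$ and $\nu_1(\cdot\,|\,u)$; they differ with probability $t(u)=\operatorname{TV}(m_1(\cdot\,|\,u),\nu_1(\cdot\,|\,u))$. If $a=a'$, continue both words identically. If $a\ne a'$, continue with an optimal coupling of $m_{N-i}(\cdot\,|\,ua)$ and $m_{N-i}(\cdot\,|\,ua')$. These come from mixtures, so by \eqref{eq:mix} their laws on the coordinates $\ge k+1$ are within $\varphi_s(k)$, and Lemma~\ref{lem:tails} bounds the expected number of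 further disagreements by $\sum_{k\ge0}\varphi_s(k)$. Hence $W_N(\lambda_{i-1},\lambda_i)\le\Delta_s\sum_{|u|=i-1}\nu([u])t(u)$. Let $D_i=\sum_{|u|=i-1}\nu([u])D(\nu_1(\cdot\,|\,u)\|m_1(\cdot\,|\,u))$. By the triangle inequality, Pinsker's and Jensen's inequalities, the Cauchy--Schwarz inequality and the chain rule,
\[
W_N(\nu_N,m_N)\le\Delta_s\sum_{i=1}^N\sqrt{D_i/2}\le\Delta_s\sqrt{\tfrac N2\textstyle\sum_iD_i}=\Delta_s\sqrt{\tfrac N2D(\nu_N\|m_N)} .\qedhere
\]
\end{proof}

\subsection{Conclusion of the proof}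

\begin{proof}[Proof of Theorem~\ref{thm:C}]
Let $\mathsf{A}$ be totally irreducible and contracting, with $d\ge2$. Since $s_0>0$ was arbitrary, Proposition~\ref{prop:uniform} shows that $P$ is real-analytic on $(0,\infty)$. Let $J,K_1,\theta$ be as in that proposition and $s,t\in J$.

For all $s'>0$, $P(s')\ge h(\mu_t)+s'\Lambda(\mathsf{A},\mu_t)=P(t)+(s'-t)\Lambda(\mathsf{A},\mu_t)$, with equality at $s'=t$. As $P$ is differentiable at $t$, this forces $\Lambda(\mathsf{A},\mu_t)=P'(t)$, and $h(\mu_t)=P(t)-tP'(t)$. By \eqref{eq:gibbs}, $\mu_s$ and $\mu_t$ charge exactly the words with $A_w\ne0$, and $-\log\mu_s([w])=NP(s)-s\log\|A_w\|+O(1)$ for such words of length $N$. Therefore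
\begin{align*}
\frac1ND\bigl((\mu_t)_N\|(\mu_s)_N\bigr)&=-\frac1NH((\mu_t)_N)+P(s)-\frac sN\sum_{|w|=N}\mu_t([w])\log\|A_w\|+O(1/N)\\
&\longrightarrow-h(\mu_t)+P(s)-sP'(t)=P(s)-P(t)-(s-t)P'(t).
\end{align*}
By Taylor's formula the limit is at most $\frac12\sup_J|P''|\,(s-t)^2$. Lemmas~\ref{lem:finite} and~\ref{lem:transport} and Proposition~\ref{prop:uniform} give
\[
\overline{d}(\mu_s,\mu_t)\le\Delta_s\sqrt{\tfrac12\bigl(P(s)-P(t)-(s-t)P'(t)\bigr)}\le\frac12\Bigl(1+\frac{K_1}{1-\theta}\Bigr)\Bigl(\sup_J|P''|\Bigr)^{1/2}|s-t| .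
\]
A compact subset of $(0,\infty)$ lies in a compact interval, which is covered by the interiors of finitely many such $J$. Let $K$ be the largest of their Lipschitz constants. For $s<t$ in the interval, subdivide $[s,t]$ into pieces shorter than a Lebesgue number of the cover; the triangle inequality for $\overline{d}$ gives $\overline{d}(\mu_s,\mu_t)\le K|s-t|$.

For a general irreducible tuple, apply this (or Example~\ref{ex:scalar}, if $\mathsf{B}$ is one-dimensional) to the tuple $\mathsf{B}$ of Proposition~\ref{prop:reduce} on the block alphabet and to the compact set $J/r$. Then $P(\mathsf{A},s)=\frac1nP(\mathsf{B},s/r)$ is real-analytic, and $\overline{d}(\mu_{\mathsf{A},s},\mu_{\mathsf{A},t})\le K|s-t|/r$ on $J$.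
\end{proof}

\begin{thebibliography}{9}

\bibitem{Morris}
Ian D. Morris, \emph{Ergodic properties of matrix equilibrium states}, arXiv:1603.01744 (2016).

\end{thebibliography}
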